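\title{A hyperfinite $\mathrm{II}_1$ factor whose ultrapower has fundamental group $\{2^k:k\in\mathbb Z\}$}

\begin{abstract}
We show that it is relatively consistent with ZFC that there are a hyperfinite $\mathrm{II}_1$ factor $M$, with predual of density character $\aleph_1$, and a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$ such that $\mathcal F(M^{\mathcal U})=\mathcal F(M)=\{2^k:k\in\mathbb Z\}$. Hence ZFC does not prove that the ultrapowers of all such factors have full fundamental group, which answers a question of Farah and Hirshberg. The factor $M$ is the twisted group von Neumann algebra of a symplectic space over $\mathbb F_2$; the space and the ultrafilter are built together in an extension by $\aleph_1$ random reals.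
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$\mathrm{II}_1$ factor} is an infinite-dimensional von Neumann algebra $N$ with trivial center and a faithful normal tracial state $\tau$. The trace is unique, so isomorphisms of $\mathrm{II}_1$ factors preserve it. Two projections of $N$ are equivalent exactly when they have the same trace, and the traces of projections fill $[0,1]$. We write $\|x\|_2=\tau(x^*x)^{1/2}$. The factor $N$ is \emph{hyperfinite} if for every finite set $F\subseteq N$ and every $\varepsilon>0$ there is a finite-dimensional $*$-subalgebra $A\subseteq N$ such that every $x\in F$ is within $\|\cdot\|_2$-distance $\varepsilon$ of an element of $A$. No separability is assumed. Up to isomorphism there is one hyperfinite $\mathrm{II}_1$ factor $R$ with separable predual. The $\|\cdot\|_2$-closure of the union of a continuous strictly increasing chain $(R_\xi)_{\xi<\aleph_1}$ of copies of $R$ is a hyperfinite $\mathrm{II}_1$ factor whose predual has density character $\aleph_1$; that is, $\aleph_1$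 is the least size of a norm-dense subset of the predual.

For $t>0$ the \emph{amplification} $N^t$ is $p(M_n(\mathbb C)\otimes N)p$, where $p$ is a projection with $(\mathrm{Tr}\otimes\tau)(p)=t$. It is well defined up to isomorphism; for $t\le1$ it is the corner $pNp$ with $\tau(p)=t$, and $N^2=M_2(\mathbb C)\otimes N$. The \emph{fundamental group}
\[
\mathcal F(N)=\{t>0: N^t\cong N\}
\]
is a subgroup of the multiplicative group $(0,\infty)$. It records the sizes of the corners that cannot be told apart from $N$ itself.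

Let $\mathcal U$ be an ultrafilter on $\mathbb N$ and let $(N_n,\tau_n)$ be von Neumann algebras with faithful normal tracial states. The \emph{tracial ultraproduct} $\prod_{\mathcal U}N_n$ is the algebra of norm-bounded sequences $(a_n)\in\prod_nN_n$ modulo those with $\lim_{\mathcal U}\|a_n\|_2=0$. It is a von Neumann algebra with trace $\tau([a_n])=\lim_{\mathcal U}\tau_n(a_n)$. If all $N_n$ equal a $\mathrm{II}_1$ factor $N$, this is the \emph{ultrapower} $N^{\mathcal U}$, again a $\mathrm{II}_1$ factor, which contains $N$ as the constant sequences. For a projection $p\in N$ we have $pN^{\mathcal U}p=(pNp)^{\mathcal U}$, so an isomorphism $pNp\cong N$ induces $pN^{\mathcal U}p\cong N^{\mathcal U}$. Since a subgroup of $(0,\infty)$ is determined by its elements in $(0,1]$,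
\begin{equation}\label{eq:incl}
\mathcal F(N)\subseteq\mathcal F(N^{\mathcal U}).
\end{equation}
For principal $\mathcal U$ the ultrapower is $N$, so only nonprincipal ultrafilters are of interest. It is known that $\mathcal F(R^{\mathcal U})=(0,\infty)$ for every nonprincipal $\mathcal U$. Farah and Hirshberg \cite{FH} ask whether ZFC proves the following statement.
\begin{quote}
$(\ast)$ For every hyperfinite $\mathrm{II}_1$ factor $M$ whose predual has density character $\aleph_1$ and every nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$, $\mathcal F(M^{\mathcal U})=(0,\infty)$.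
\end{quote}
One would guess that it does. Seen through finitely many elements at a time, a hyperfinite factor looks like $R$, and an ultrapower tends to keep such local information and forget the rest. Under the Continuum Hypothesis the guess is right, for then $M^{\mathcal U}\cong R^{\mathcal U}$ (Remark~\ref{rem:CH}). Without it the guess can fail.

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is ZFC together with the following statement: there are a hyperfinite $\mathrm{II}_1$ factor $M$ with predual of density character $\aleph_1$ and a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$ such that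
\[
\mathcal F(M^{\mathcal U})=\mathcal F(M)=\{2^k:k\in\mathbb Z\};
\]
in particular $M^{\mathcal U}\not\cong R^{\mathcal U}$. Hence ZFC, if consistent, does not prove $(\ast)$.
\end{theorem}

The proof splits into a rigidity theorem of ZFC and a forcing construction. All vector spaces in this paper are over $\mathbb F_2$. A \emph{form} on a space $W$ is an alternating bilinear map $\omega:W\times W\to\mathbb F_2$; in characteristic $2$ it is symmetric. For $Y\subseteq W$ let $Y^\perp=\{x\in W:\omega(x,y)=0\text{ for all }y\in Y\}$. To $(W,\omega)$ we attach in Section~\ref{sec:LW} a tracial von Neumann algebra $L(W)$, generated by unitaries $v_x$ $(x\in W)$ such that $v_xv_y=\pm v_{x+y}$, and $v_x$, $v_y$ commute or anticommute according as $\omega(x,y)$ is $0$ or $1$. For $f,g\in\mathbb N^{\mathbb N}$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$; the cardinal $\mathfrak b$ is the least size of a $\le^*$-unbounded subset of $\mathbb N^{\mathbb N}$.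

\begin{theorem}[ZFC]\label{thm:A}
Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$ and assume:
\begin{itemize}
\item[(H0)] $\mathfrak b>\aleph_1$;
\item[(H1)] $(W,\omega)$ is a space with a form, $|W|=\aleph_1$, and there is a countable infinite subspace $W_0\subseteq W$ with $W_0^\perp=0$;
\item[(H2)] if $(\nu_n)$ are finitely supported probability measures on $W$ and $\lim_{\mathcal U}\nu_n\{x:\omega(w,x)=1\}=0$ for every $w\in W$, then $\lim_{\mathcal U}\nu_n(\{0\})=1$.
\end{itemize}
Then $M=L(W)$ is a hyperfinite $\mathrm{II}_1$ factor, its predual has density character $\aleph_1$, and $\mathcal F(M^{\mathcal U})\subseteq\{2^k:k\in\mathbb Z\}$.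
\end{theorem}

\begin{theorem}\label{thm:B}
If ZFC is consistent, then so is ZFC together with the existence of $W$ and $\mathcal U$ satisfying \textup{(H0)--(H2)} such that moreover $W\cong H\oplus W$ (orthogonal sum), where $H$ is the two-dimensional space with the nonzero form. In that situation $2\in\mathcal F(M)\subseteq\mathcal F(M^{\mathcal U})$ for $M=L(W)$, so $\mathcal F(M)=\mathcal F(M^{\mathcal U})=\{2^k:k\in\mathbb Z\}$.
\end{theorem}

Theorem~\ref{thm:main} follows from these two. The powers of $2$ enter because a finite space $Y$ with $Y^\perp=0$ has $4^k$ elements and $L(Y)\cong M_{2^k}(\mathbb C)$: an isomorphism of $M^{\mathcal U}$ onto a corner is forced to respect the unitaries $v_x$ well enough that the size of the corner is a ratio of two such dimensions. Section~\ref{sec:model} shows this mechanism in a case without ultrapowers and lists what has to be added in general. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:tools}--\ref{sec:dim}, with the hypotheses (H0)--(H2) used only in Section~\ref{sec:normal},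 and Theorem~\ref{thm:B} in Section~\ref{sec:forcing}. The letter $\omega$ always denotes a form, and $\aleph_1$ also denotes the first uncountable ordinal.

\section{The factors $L(W)$}\label{sec:LW}

\subsection{Forms}
A subspace $Y$ of a space with a form is \emph{nondegenerate} if $Y\cap Y^\perp=0$. This depends only on the restriction of the form to $Y$. Under (H1), every subspace $W'$ with $W_0\subseteq W'\subseteq W$ is nondegenerate, since $W'^\perp\subseteq W_0^\perp=0$.

\begin{lemma}\label{lem:forms}
Let $W$ be a space with a form.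
\begin{itemize}
\item[(a)] If $Y\subseteq W$ is finite and nondegenerate, then $W=Y\oplus Y^\perp$. If moreover $W$ is nondegenerate, then $Y^\perp$ is nondegenerate and $Y^{\perp\perp}=Y$.
\item[(b)] If $W$ is nondegenerate, every finite subset of $W$ lies in a finite nondegenerate subspace. So a countable nondegenerate space is an increasing union of finite nondegenerate subspaces.
\item[(c)] If $W$ is infinite and nondegenerate, it has nondegenerate subspaces of size $4^k$ for every $k$.
\end{itemize}
\end{lemma}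

\begin{proof}
(a) The map $y\mapsto\omega(y,\cdot)|_Y$ from $Y$ to $\mathrm{Hom}(Y,\mathbb F_2)$ is injective, hence bijective, so each $x\in W$ has a unique $y\in Y$ with $x-y\in Y^\perp$. Let $W$ be nondegenerate. A vector of $Y^\perp$ orthogonal to $Y^\perp$ is orthogonal to $W$, hence $0$. If $x=y+z\in Y^{\perp\perp}$ with $y\in Y$ and $z\in Y^\perp$, then $z=x-y$ is orthogonal to $Y^\perp$, so $z=0$.

(b) Let $Y$ be a finite subspace, $r_1,\dots,r_k$ a basis of $Y\cap Y^\perp$, and $Y_1$ a complement of $Y\cap Y^\perp$ in $Y$. Then $Y_1$ is nondegenerate and $r_j\in Y_1^\perp$. By (a), $Y_1^\perp$ is nondegenerate, so the functionals $\omega(\cdot,r_j)$ on $Y_1^\perp$ are independent, and there are $s_i\in Y_1^\perp$ with $\omega(s_i,r_j)=\delta_{ij}$. The Gram matrix of $r_1,\dots,r_k,s_1,\dots,s_k$ has the form $\left(\begin{smallmatrix}0&1\\1&*\end{smallmatrix}\right)$ and is invertible. So $Y+\langle s_1,\dots,s_k\rangle$ is an orthogonal sum of two nondegenerate spaces.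

(c) Take $e\ne0$ and $f$ with $\omega(e,f)=1$. The plane $\langle e,f\rangle$ is nondegenerate, and by (a) its orthogonal complement is again infinite and nondegenerate. Repeat $k$ times and add up the planes.
\end{proof}

\subsection{Twisted group von Neumann algebras}
Fix a well-ordered basis $(w_i)$ of $W$, write $x=\sum_ix_iw_i$, and put $\sigma(x,y)=(-1)^{\sum_{i>j}x_iy_j\omega(w_i,w_j)}$. This function is multiplicative in each variable, and $\sigma(x,y)\sigma(y,x)=(-1)^{\omega(x,y)}$ because $\omega$ is symmetric and $\omega(w_i,w_i)=0$. Define unitaries on $\ell^2(W)$ by $v_x\delta_y=\sigma(x,y)\delta_{x+y}$. Then $v_xv_y=\sigma(x,y)v_{x+y}$, $v_0=1$, $v_x^2=\pm1$, $v_x^*=\pm v_x$, and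
\begin{equation}\label{eq:comm}
v_zv_xv_z^*=(-1)^{\omega(z,x)}v_x .
\end{equation}
Let $L(W)=\{v_x:x\in W\}''$. The vector state $\tau$ of $\delta_0$ satisfies $\tau(v_x)=\delta_{x,0}$; it is a trace, and it is faithful because $\delta_0$ is cyclic for the operators $\delta_y\mapsto\sigma(y,x)\delta_{y+x}$, which commute with $L(W)$. The $v_x$ form an orthonormal basis of $L^2(L(W))$. Each $a\in L(W)$ has a Fourier expansion $a=\sum_xa(x)v_x$ in $\|\cdot\|_2$ with $a(x)=\tau(av_x^*)$, and its \emph{support} is $\{x:a(x)\ne0\}$. By \eqref{eq:comm}, conjugation by $v_z$ multiplies $a(x)$ by $(-1)^{\omega(z,x)}$, so for $\epsilon=\pm1$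
\begin{equation}\label{eq:conj}
\|v_zav_z^*-\epsilon a\|_2^2=4\sum\{|a(x)|^2:(-1)^{\omega(z,x)}\ne\epsilon\}.
\end{equation}

Recall that for a von Neumann subalgebra $B$ of a tracial von Neumann algebra $Q$, the trace-preserving conditional expectation $E_B:Q\to B$ is the restriction of the orthogonal projection $L^2(Q)\to L^2(B)$, and that it is contractive in the operator norm. For a subspace $Y\subseteq W$ let $L(Y)=\{v_y:y\in Y\}''\subseteq L(W)$ and $E_Y=E_{L(Y)}$. The map $E_Y$ restricts Fourier coefficients to $Y$, so $L(Y)$ consists of the elements of $L(W)$ supported in $Y$. A \emph{cocycle} on $W$ is a map $\lambda:W\times W\to\mathbb T$ with $\lambda(0,0)=1$ and $\lambda(x,y)\lambda(x+y,z)=\lambda(y,z)\lambda(x,y+z)$; the function $\sigma$ is one.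

\begin{lemma}\label{lem:LW}
Let $W$ be a space with a form and $M=L(W)$.
\begin{itemize}
\item[(a)] For every subset $A\subseteq W$, $\{v_y:y\in A\}'\cap M=L(A^\perp)$.
\item[(b)] If $\lambda$ is a cocycle on $W$ with $\lambda(x,y)/\lambda(y,x)=(-1)^{\omega(x,y)}$, there is $b:W\to\mathbb T$ with $b(x)b(y)\lambda(x,y)=\sigma(x,y)b(x+y)$. Consequently $L(W)$ depends only on $(W,\omega)$ up to isomorphism, and for a subspace $Y$ the subalgebra $L(Y)$ is isomorphic to the algebra attached to $(Y,\omega|_Y)$.
\item[(c)] If $Y\subseteq W$ is finite and nondegenerate, then $|Y|=4^k$ for some $k$, $L(Y)\cong M_{2^k}(\mathbb C)$, and $M=L(Y)\,\bar\otimes\,L(Y^\perp)$.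
\item[(d)] If $W$ is infinite and nondegenerate, $M$ is a hyperfinite $\mathrm{II}_1$ factor. If also $|W|=\aleph_1$, its predual has density character $\aleph_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is \eqref{eq:conj} with $\epsilon=1$.

(b) The quotient $s=\sigma/\lambda$ is a symmetric cocycle, so $\mathbb T\times W$ with $(\zeta,x)(\zeta',y)=(\zeta\zeta's(x,y),x+y)$ is an abelian group, an extension of $W$ by $\mathbb T$. As $\mathbb T$ is divisible, the extension splits: there is a homomorphism $x\mapsto(\overline{b(x)},x)$, and this says $s(x,y)=b(x)b(y)/b(x+y)$. If $\theta:W\to W'$ is an isomorphism of spaces with forms and $\sigma'$, $v'_x$ are the data chosen for $W'$, apply this to $\lambda(x,y)=\sigma'(\theta x,\theta y)$: the unitary $\delta_x\mapsto b(x)\delta_{\theta x}$ conjugates $v_x$ to $b(x)v'_{\theta x}$. The same argument applies to $L(Y)$, which acts faithfully on $\ell^2(Y)=L^2(L(Y))$.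

(c) $L(Y)$ has dimension $|Y|$ and center $L(Y\cap Y^\perp)=\mathbb C$, so $L(Y)\cong M_d(\mathbb C)$ with $d^2=|Y|$, and $|Y|$ is a power of $2$. A von Neumann algebra containing $M_d(\mathbb C)$ unitally is the tensor product of $M_d(\mathbb C)$ and its relative commutant, here $L(Y^\perp)$.

(d) The center of $M$ is $L(W^\perp)=\mathbb C$ and $M$ is infinite dimensional. The algebras $L(Y)$, $Y$ finite, are finite dimensional and directed, and $E_Y(a)\to a$ in $\|\cdot\|_2$. Let $|W|=\aleph_1$. The predual is $L^1(M)$, the completion of $M$ for $\|a\|_1=\tau(|a|)\le\|a\|_2$, so the $\mathbb Q[i]$-span of the $v_x$ is dense and has size $\aleph_1$. No countable set is dense, because $\|v_x-v_y\|_1\ge|\tau((v_x-v_y)v_x^*)|=1$ for $x\ne y$.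
\end{proof}

\begin{example}\label{ex:R}
Let $H=\langle e,f\rangle$ with $\omega(e,f)=1$. Then $v_e,v_f$ are anticommuting self-adjoint unitaries, and $v_e\mapsto\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $v_f\mapsto\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$ gives $L(H)\cong M_2(\mathbb C)$. In general the unitaries $\lambda v_x$ $(\lambda\in\mathbb T)$ play the role of tensor products of Pauli matrices, and we call them \emph{Pauli unitaries}. If $W$ is countable, infinite and nondegenerate, then $L(W)\cong R$ by Lemma~\ref{lem:LW}(d) and the uniqueness of $R$. Such a $W$ violates (H2): write $W=\bigcup_nY_n$ as in Lemma~\ref{lem:forms}(b), pick $0\ne z_n\in Y_n^\perp$, and let $\nu_n$ be the point mass at $z_n$. Then $[v_{z_n}]$ is an element of $L(W)^{\mathcal U}$ of trace $0$ that commutes with $L(W)$.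
\end{example}

\subsection{A model case}\label{sec:model}
The following statement is not used later, but the proof of Theorem~\ref{thm:A} follows its proof step by step.

\begin{proposition}\label{prop:model}
Let $W$ be infinite and nondegenerate, $M=L(W)$, $T\subseteq W$ finite and nondegenerate, and $0\ne p\in L(T)$ a projection. Let $\Phi:M\to pMp$ be an isomorphism such that for every $w\in W$
\[
\Phi(v_w)=x_wv_{s(w)}\qquad\text{with }x_w\in pL(T)p,\ s(w)\in T^\perp .
\]
Then $\tau(p)$ is a power of $2$.
\end{proposition}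

\begin{proof}
Let $|T|=4^k$ and $D=pL(T)p\cong M_d(\mathbb C)$, so that $\tau(p)=d/2^k$. We show that $d$ is a power of $2$.

(i) \emph{Pauli unitaries pull back to Pauli unitaries.} For $z\in T^\perp$ the unitary $pv_z$ of $pMp$ commutes with $x_w$ and commutes or anticommutes with $v_{s(w)}$. So $h=\Phi^{-1}(pv_z)$ satisfies $v_whv_w^*=\pm h$ for all $w\in W$. By \eqref{eq:conj}, $\omega(w,\cdot)$ is constant on the support of $h$. If $x,x'$ lie in the support, then $x+x'\in W^\perp=0$. Hence $h=\lambda v_{\hat z}$ for some $\hat z\in W$ and $\lambda\in\mathbb T$.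

(ii) \emph{The preimage of $D$ comes from a subspace.} An element of $pMp$ commutes with all $pv_z$, $z\in T^\perp$, exactly when it lies in $pL(T^{\perp\perp})p=D$. So $\Phi^{-1}(D)=\{v_{\hat z}:z\in T^\perp\}'\cap M=L(Y)$ with $Y=\{\hat z:z\in T^\perp\}^\perp$.

(iii) \emph{Counting.} We have $d^2=\dim L(Y)=|Y|$, a power of $2$.
\end{proof}

For instance, let $W=\bigoplus_{k\ge0}H_k$ be an orthogonal sum of planes, $\theta:W\to H_0^\perp$ the shift, $T=H_0$, and $p\in L(H_0)$ of rank one. By Lemma~\ref{lem:LW}(b), $\Phi(v_w)=b(w)pv_{\theta w}$ defines an isomorphism onto $pMp$ for suitable $b(w)\in\mathbb T$. Here $d=1$, $Y=0$ and $\tau(p)=\frac12$.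

For an isomorphism $\Phi$ of $M^{\mathcal U}$ onto a corner, four things have to be supplied.
\begin{itemize}
\item The normal form $\Phi(v_w)=x_wv_{s(w)}$ has to be proved. We obtain it from (H0) and (H1), with $T$ replaced by a sequence $(T_n)$, and only for the $\aleph_1$ many constant sequences $v_w$.
\item In step (i) the sequence $h=[h_n]$ is therefore tested only against constant $v_w$, and nondegeneracy of $W$ is not enough. Hypothesis (H2) is the replacement.
\item In step (ii) we want $\Phi^{-1}(D)=\prod_{\mathcal U}L(Y_n)$, but the family $\{\hat z\}$ is not given coordinate by coordinate, so there is no obvious candidate for $Y_n$ (Section~\ref{sec:preimage}).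
\item In step (iii) we have an isomorphism $\prod_{\mathcal U}L(Y_n)\cong\prod_{\mathcal U}M_{d_n}(\mathbb C)$ that need not come from maps between the coordinates, and dimensions cannot be compared directly (Section~\ref{sec:dim}).
\end{itemize}
The last two points are handled with one tool, a uniform spectral gap in matrix algebras. It expresses the relevant properties through finitely many elements of the ultrapower, and finitely many elements can be moved through $\Phi$ and lifted to the coordinates.

\section{Levels in the ultrapower}\label{sec:tools}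

In Sections~\ref{sec:tools}--\ref{sec:dim}, $\mathcal U$ is a nonprincipal ultrafilter on $\mathbb N$, $W$ is infinite and nondegenerate, and $M=L(W)$.

``For $\mathcal U$-many $n$'' means for all $n$ in some set belonging to $\mathcal U$. To prove that a property holds for $\mathcal U$-many $n$ we often \emph{pick witnesses}: if it does not, it fails for $\mathcal U$-many $n$; we choose a counterexample for each such $n$ and anything for the other $n$, and derive a contradiction from the resulting elements of the ultraproduct. We use the following standard facts. A unitary $[a_n]$ of a tracial ultraproduct is represented by unitaries: write $a_n=u_n|a_n|$ with $u_n$ unitary and use $\||a_n|-1\|_2\le\|a_n^*a_n-1\|_2$. If $A_n\subseteq N_n$ are von Neumann subalgebras, then $\prod_{\mathcal U}A_n$ is a von Neumann subalgebra of $\prod_{\mathcal U}N_n$, with expectation $[a_n]\mapsto[E_{A_n}(a_n)]$. If $p=[p_n]\ne0$ with projections $p_n\in M$, then $pM^{\mathcal U}p=\prod_{\mathcal U}p_nMp_n$; the normalized traces $\tau/\tau(p_n)$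 of the corners change the $2$-norms by factors converging to $\tau(p)^{-1/2}$. The unitary group of $Q$ is $\mathrm U(Q)$.

For a sequence $\mathbf Y=(Y_n)$ of subspaces of $W$ put $L(\mathbf Y)=\prod_{\mathcal U}L(Y_n)\subseteq M^{\mathcal U}$ and $\mathbf Y^\perp=(Y_n^\perp)$. A \emph{level} is a sequence of finite nondegenerate subspaces; for a level, $L(\mathbf Y)$ is an ultraproduct of matrix algebras. For a sequence $y=(y_n)$ in $W$ put $v_y=[v_{y_n}]$, and for two sequences let $\omega(y,y')$ be the value that $\omega(y_n,y_n')$ takes for $\mathcal U$-many $n$. Then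
\begin{equation}\label{eq:seq}
v_yv_{y'}=\pm v_{y+y'},\qquad v_y^*=\pm v_y,\qquad v_yv_{y'}v_y^*=(-1)^{\omega(y,y')}v_{y'},
\end{equation}
and $\tau(v_y)$ is $1$ if $y_n=0$ for $\mathcal U$-many $n$, and $0$ otherwise.

\begin{lemma}\label{lem:comm}
For every sequence $\mathbf Y$ of subspaces, $\{v_y:y\in\prod_nY_n\}'\cap M^{\mathcal U}=L(\mathbf Y^\perp)$. If all $Y_n$ are nondegenerate, then $L(\mathbf Y)\cap L(\mathbf Y^\perp)=\mathbb C$.
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ holds coordinatewise. Let $a=[a_n]$ be in the commutant and $\delta_n=\sup_{y\in Y_n}\|[v_y,a_n]\|_2$. Choosing $y_n$ with $\|[v_{y_n},a_n]\|_2\ge\delta_n/2$ shows $\lim_{\mathcal U}\delta_n=0$. Let $F\subseteq W\setminus Y_n^\perp$ be finite, and take a finite subspace $Y'\subseteq Y_n$ with $F\cap Y'^\perp=\emptyset$. For each $x\in F$ exactly half of the $y\in Y'$ satisfy $\omega(y,x)=1$, so averaging \eqref{eq:conj} with $\epsilon=1$ over $y\in Y'$ gives $2\sum_{x\in F}|a_n(x)|^2\le\delta_n^2$. Hence $2\|a_n-E_{Y_n^\perp}(a_n)\|_2^2\le\delta_n^2$,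 and $a\in L(\mathbf Y^\perp)$. If $a=[a_n]$ lies in $L(\mathbf Y)\cap L(\mathbf Y^\perp)$, then $a=[E_{Y_n}E_{Y_n^\perp}(a_n)]=[E_{Y_n\cap Y_n^\perp}(a_n)]=[\tau(a_n)]$.
\end{proof}

\begin{lemma}\label{lem:finite}
Given finitely many elements of $M^{\mathcal U}$ and finite sets $A_n\subseteq W$, there is a level $\mathbf Z$ with $A_n\subseteq Z_n$ such that $L(\mathbf Z)$ contains the given elements. In particular, every element of $M^{\mathcal U}$ is represented by a bounded sequence of finitely supported elements.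
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:forms}(b) choose $Z_n\supseteq A_n$ with $\|a_n-E_{Z_n}(a_n)\|_2\le\frac1{n+1}$ for each given $[a_n]$. Then $[a_n]=[E_{Z_n}(a_n)]$.
\end{proof}

Lemma~\ref{lem:finite} controls finitely many elements, and we want to control the image of a whole algebra $L(\mathbf Y)$. The next lemma implies that a fixed finite number of unitaries in $L(\mathbf Y)$ already have the same relative commutant as $L(\mathbf Y)$. What matters is that $\ell$ and $\kappa$ do not depend on $d$, so that the inequality survives in the ultraproduct.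

\begin{lemma}[uniform spectral gap]\label{lem:gap}
There are $\ell\in\mathbb N$, $\kappa\in(0,1]$ and, for every $d\ge1$, unitaries $g^{(d)}_1,\dots,g^{(d)}_\ell\in M_d(\mathbb C)$ such that whenever $M_d(\mathbb C)\subseteq Q$ unitally, with $Q$ a von Neumann algebra with a faithful normal tracial state,
\[
\sum_{i=1}^{\ell}\|[g_i^{(d)},y]\|_2^2\ \ge\ \kappa\,\|y-E_{M_d'\cap Q}(y)\|_2^2\qquad(y\in Q).
\]
\end{lemma}

\begin{proof}
By a theorem of Kassabov \cite{Ka} there are $\ell$ and $\kappa>0$ such that every alternating group $\mathrm{Alt}(n)$, $n\ge5$, has a generating set $S_n$ with $|S_n|\le\ell$ and $\sum_{s\in S_n}\|\pi(s)\xi-\xi\|^2\ge\kappa\|\xi\|^2$ for all $\xi\in\ell^2(\mathrm{Alt}(n))\ominus\mathbb C1$, where $\pi$ is the regular representation. This is the operator inequality $\sum_s(\pi(s)-1)^*(\pi(s)-1)\ge\kappa$. Every nontrivial irreducible representation occurs in $\ell^2(\mathrm{Alt}(n))\ominus\mathbb C1$, so the inequality holds in each of them, and hence in every unitary representation without nonzero invariant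 vectors.

Let first $Q=M_d(\mathbb C)$, and note $\|[g,y]\|_2=\|gyg^*-y\|_2$ for unitary $g$. For $d\ge4$ let the $g_i^{(d)}$ be the images of the elements of $S_{d+1}$ in the representation of $\mathrm{Alt}(d+1)$ on $\mathbb C^{d+1}\ominus\mathbb C(1,\dots,1)$, which is irreducible because the action on $d+1$ points is $2$-transitive. By Schur's lemma the conjugation representation on $M_d(\mathbb C)\ominus\mathbb C1$ has no nonzero invariant vectors, and the inequality follows. For $d=2,3$ let $\zeta=e^{2\pi i/d}$, let $g_1=\mathrm{diag}(1,\zeta,\dots,\zeta^{d-1})$, and let $g_2$ be the cyclic shift, so $g_1g_2=\zeta g_2g_1$. The matrices $g_1^ag_2^b$ $(0\le a,b<d)$ form an orthonormal basis of eigenvectors for conjugation by $g_1$ and by $g_2$, with eigenvalues $\zeta^b$ and $\zeta^{-a}$, and $|1-\zeta^c|^2\ge3$ when $d\nmid c$. So the inequality holds with constant $3$. For $d=1$ the right side is $0$. Pad the tuples with $1$'s to a common length $\ell\ge2$ and replace $\kappa$ by $\min(\kappa,1)$.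

In general $Q=M_d(\mathbb C)\otimes Q_0$ with $Q_0=M_d'\cap Q$, and the trace is the product trace, because the trace on $M_d(\mathbb C)$ is unique. On $L^2(Q)=L^2(M_d)\otimes L^2(Q_0)$, conjugation by $g_i^{(d)}$ and the expectation $E_{Q_0}$ are the corresponding operators on $L^2(M_d)$ tensored with $1$. Tensor the operator inequality on $L^2(M_d)$ with $1$.
\end{proof}

\begin{lemma}\label{lem:bicomm}
Let $\mathbf Y$ be a level, $p_n\in L(Y_n)$ nonzero projections with $p=[p_n]\ne0$, $A=pL(\mathbf Y)p=\prod_{\mathcal U}p_nL(Y_n)p_n$ and $A^c=pL(\mathbf Y^\perp)$.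
\begin{itemize}
\item[(a)] There are $g_i=[g_{i,n}]$ $(i\le\ell)$ with $g_{i,n}\in\mathrm U(p_nL(Y_n)p_n)$ such that $\sum_i\|[g_i,y]\|_2^2\ge\kappa\|y-E_{A^c}(y)\|_2^2$ for $y\in pM^{\mathcal U}p$. Hence $\{g_1,\dots,g_\ell\}'\cap pM^{\mathcal U}p=A^c=A'\cap pM^{\mathcal U}p$, and $A$ has trivial center.
\item[(b)] $\{pv_z:z\in\prod_nY_n^\perp\}'\cap pM^{\mathcal U}p=A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:LW}(c), $p_nMp_n=p_nL(Y_n)p_n\,\bar\otimes\,p_nL(Y_n^\perp)$, and the first factor is a matrix algebra. Apply Lemma~\ref{lem:gap} for each $n$ and pass to the limit. Then $A^c\subseteq A'\cap pM^{\mathcal U}p\subseteq\{g_i\}'\cap pM^{\mathcal U}p\subseteq A^c$. A central element of $A$ lies in $A\cap A^c$, and $E_{A^c}$ maps $A$ to $\mathbb Cp$, because coordinatewise it is the normalized trace on the first tensor factor.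

(b) Each $pv_z$ lies in $A^c$ and so commutes with $A$. If $a=pap$ commutes with $pv_z=v_zp$, then $av_z=apv_z=v_zpa=v_za$. So $a\in L(\mathbf Y^{\perp\perp})=L(\mathbf Y)$ by Lemmas~\ref{lem:comm} and~\ref{lem:forms}(a).
\end{proof}

\begin{lemma}[levels go into levels]\label{lem:transport}
Let $\mathbf Y,p$ and $\mathbf Y',p'$ be as in Lemma~\ref{lem:bicomm} and let $\Psi:pM^{\mathcal U}p\to p'M^{\mathcal U}p'$ be an isomorphism. Then there is a level $\mathbf Z$ with $Z_n\supseteq Y_n'$ and $\Psi(pL(\mathbf Y)p)\subseteq p'L(\mathbf Z)p'$.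
\end{lemma}

\begin{proof}
Let $A$, $A^c$, $g_i$ be as in Lemma~\ref{lem:bicomm}. By Lemma~\ref{lem:finite} choose a level $\mathbf Z$ with $Z_n\supseteq Y'_n$ and $\Psi(g_i)\in L(\mathbf Z)$ for $i\le\ell$. For $z\in\prod_nZ_n^\perp$ the element $p'v_z$ of $p'M^{\mathcal U}p'$ commutes with all $\Psi(g_i)$, so $p'v_z\in\Psi(A^c)$ by Lemma~\ref{lem:bicomm}(a), and $p'v_z$ commutes with $\Psi(A)$. Apply Lemma~\ref{lem:bicomm}(b) to $\mathbf Z$ and $p'$.
\end{proof}

\section{The normal form of an isomorphism onto a corner}\label{sec:normal}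

Assume (H0)--(H2). The first two assertions of Theorem~\ref{thm:A} are Lemma~\ref{lem:LW}(d). Let $t\in\mathcal F(M^{\mathcal U})$; since $\mathcal F(M^{\mathcal U})$ is a group, we may assume $0<t\le1$. By Lemma~\ref{lem:forms}(c) choose nondegenerate $T^0_n\subseteq W_0$ with $|T^0_n|=4^n$, and projections $p_n\in L(T_n^0)\cong M_{2^n}(\mathbb C)$ of rank $\lceil t2^n\rceil$. Put $p=[p_n]$, so $\tau(p)=t$, and $N=pM^{\mathcal U}p\cong(M^{\mathcal U})^t$. Fix an isomorphism $\Phi:M^{\mathcal U}\to N$. For $w\in W$ we write $v_w$ also for the constant sequence, and $F_w=\Phi(v_w)\in\mathrm U(N)$.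

Let $M_0=L(W_0)$. By Lemma~\ref{lem:comm} and $W_0^\perp=0$,
\begin{equation}\label{eq:irr}
(M_0^{\mathcal U})'\cap M^{\mathcal U}=\mathbb C .
\end{equation}
The plan is to locate $F_w$ through its action on $\Phi(M_0^{\mathcal U})$, which by \eqref{eq:irr} determines $F_w$ up to a scalar. The separable algebra $M_0$ would not do, since $M_0'\cap M^{\mathcal U}\ne\mathbb C$ by Example~\ref{ex:R}. The price is that $M_0^{\mathcal U}$ is not separable, so it is not automatic that its image involves only countably many vectors of $W$. This is the first use of (H0).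

\begin{lemma}\label{lem:countable}
There is a countable subspace $W'$ with $W_0\subseteq W'\subseteq W$ and $\Phi(M_0^{\mathcal U})\subseteq pL(W')^{\mathcal U}p$.
\end{lemma}

\begin{proof}
Write $W_0=\bigcup_iY_i^0$, an increasing union of finite nondegenerate subspaces, and put $M_f=\prod_{\mathcal U}L(Y^0_{f(n)})$ for $f\in\mathbb N^{\mathbb N}$. As in Lemma~\ref{lem:finite}, $M_0^{\mathcal U}=\bigcup_fM_f$, and $f\le^*g$ implies $M_f\subseteq M_g$ because $\mathcal U$ is nonprincipal. Enumerate $W=\{w_\xi:\xi<\aleph_1\}$ and let $W^\alpha$ be the span of $W_0\cup\{w_\xi:\xi<\alpha\}$. These subspaces are countable and increasing, and every countable subset of $W$ lies in one of them. By Lemma~\ref{lem:transport}, with source projection $1$, $\Phi(M_f)\subseteq pL(\mathbf Z)p$ for some level $\mathbf Z$, and $\bigcup_nZ_n$ is countable. So there is a least $\alpha(f)<\aleph_1$ with $\Phi(M_f)\subseteq pL(W^{\alpha(f)})^{\mathcal U}p$, and $f\le^*g$ implies $\alpha(f)\le\alpha(g)$. Suppose the ordinals $\alpha(f)$ are unbounded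 in $\aleph_1$, and pick $f_\xi$ with $\alpha(f_\xi)>\xi$ for $\xi<\aleph_1$. By (H0) some $g$ satisfies $f_\xi\le^*g$ for all $\xi$, so $\alpha(g)>\xi$ for all $\xi<\aleph_1$, which is absurd. Let $\alpha^*<\aleph_1$ bound all $\alpha(f)$ and put $W'=W^{\alpha^*}$.
\end{proof}

The characters of $W/W'$ act on $M$ and fix $L(W')$. We show that $F_w$ is a joint eigenvector of the induced automorphisms of $M^{\mathcal U}$; this forces the coordinates of $F_w$ to concentrate on a single coset of $W'$.

\begin{lemma}\label{lem:coset}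
For every $w\in W$ there are $m_w\in L(W')^{\mathcal U}$ and a sequence $y$ in $W$ with $F_w=m_wv_y$.
\end{lemma}

\begin{proof}
A homomorphism $\chi:W/W'\to\{\pm1\}$ defines the trace-preserving automorphism $\beta_\chi(v_x)=\chi(x+W')v_x$ of $M$, implemented by a diagonal unitary on $\ell^2(W)$. A sequence $(\chi_n)$ defines an automorphism $\beta=[\beta_{\chi_n}]$ of $M^{\mathcal U}$ that fixes $L(W')^{\mathcal U}$ pointwise, in particular $p$ and $\Phi(M_0^{\mathcal U})$. Let $F=F_w$ and $a\in M_0^{\mathcal U}$. Conjugation by $v_w$ does not change supports, so $v_wav_w^*\in M_0^{\mathcal U}$, and $F\Phi(a)F^*=\Phi(v_wav_w^*)$ is fixed by $\beta$. Thus $\beta(F)\Phi(a)\beta(F)^*=F\Phi(a)F^*$, which says that the unitary $F^*\beta(F)$ of $N$ commutes with $\Phi(a)$. By \eqref{eq:irr}, $F^*\beta(F)\in\mathbb Cp$. So $\beta(F)=\lambda F$ with $|\lambda|=1$, and $|\tau(F^*\beta(F))|=\tau(p)=t$.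

Write $F=[F_n]$ with $F_n$ finitely supported. For a coset $c\in W/W'$ let $F_{n,c}$ be the part of $F_n$ supported on $c$, and $a_n(c)=\|F_{n,c}\|_2^2$, the norm being that of $\tau$. Then $\lim_{\mathcal U}\sum_ca_n(c)=t$ and $\tau(F_n^*\beta_\chi(F_n))=\sum_c\chi(c)a_n(c)$. For fixed $n$ this takes finitely many values; choose $\chi_n$ minimizing its modulus. By the first paragraph the minima converge to $t$. Let $G_n\le W/W'$ be the finite subgroup generated by the cosets with $a_n(c)\ne0$. Every character of $G_n$ extends to $W/W'$, and the average of $(\sum_c\chi(c)a_n(c))^2$ over the characters of $G_n$ is $\sum_ca_n(c)^2$. Therefore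
\[
\Big(\sum_c\chi_n(c)a_n(c)\Big)^2\le\sum_ca_n(c)^2\le\max_ca_n(c)\cdot\sum_ca_n(c),
\]
so $\lim_{\mathcal U}\max_ca_n(c)\ge t=\lim_{\mathcal U}\sum_ca_n(c)$. Let $y_n\in W$ represent a maximizing coset $c_n$. Then $\lim_{\mathcal U}\|F_n-F_{n,c_n}\|_2=0$, and $F_{n,c_n}=m_{w,n}v_{y_n}$ with $m_{w,n}=E_{W'}(F_nv_{y_n}^*)$ bounded in norm.
\end{proof}

Each $m_w$ lies in $L(\mathbf T)$ for some level $\mathbf T$ inside $W'$, depending on $w$. Such levels are indexed by $\mathbb N^{\mathbb N}$ because $W'$ is countable, and there are only $\aleph_1$ many $w$, so (H0) gives one level for all of them.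

\begin{proposition}[normal form]\label{prop:normal}
There is a level $\mathbf T$ with $p_n\in L(T_n)$ for all $n$ such that for every $w\in W$
\[
F_w=x_wv_{s(w)}\qquad\text{with }x_w\in\mathrm U(pL(\mathbf T)p),\ s(w)\in\textstyle\prod_nT_n^\perp .
\]
\end{proposition}

\begin{proof}
The space $W'$ contains $W_0$, so it is nondegenerate; write $W'=\bigcup_iY_i$, an increasing union of finite nondegenerate subspaces. For $w\in W$ let $f_w(n)$ be the least $i$ with $\|m_{w,n}-E_{Y_i}(m_{w,n})\|_2\le\frac1{n+1}$. By (H0) and $|W|=\aleph_1$ there is $f$ with $f_w\le^*f$ for all $w$, and increasing $f$ we may assume $T_n^0\subseteq T_n:=Y_{f(n)}$. Then $p_n\in L(T_n)$ and $m_w\in L(\mathbf T)$ for all $w$. With $y$ as in Lemma~\ref{lem:coset} write $y_n=y_n'+s(w)_n$ with $y_n'\in T_n$ and $s(w)_n\in T_n^\perp$. By \eqref{eq:seq}, $F_w=x_wv_{s(w)}$ with $x_w=\pm m_wv_{y'}\in L(\mathbf T)$. As $v_{s(w)}$ commutes with $p$, the element $x_w=F_wv_{s(w)}^*$ satisfies $x_wx_w^*=x_w^*x_w=p$.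
\end{proof}

Now (H2) enters. In its simplest use it says that $M'\cap M^{\mathcal U}=\mathbb C$, in contrast with Example~\ref{ex:R}: if $0\ne a=[a_n]$ commutes with all constant $v_w$, with $a_n\ne0$ finitely supported, then by \eqref{eq:conj} the measures $\nu_n(\{x\})=|a_n(x)|^2/\|a_n\|_2^2$ satisfy the assumption of (H2), so they concentrate at $0$ and $a$ is a scalar. To allow for signs we pass to the law of $x+x'$, as in step (i) of the model case.

\begin{lemma}\label{lem:pull}
For every $z\in\prod_nT_n^\perp$ there are $\lambda\in\mathbb T$ and a sequence $\hat z$ in $W$ with $\Phi^{-1}(pv_z)=\lambda v_{\hat z}$.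
\end{lemma}

\begin{proof}
The unitary $pv_z$ of $N$ commutes with $x_w$, so $(pv_z)F_w(pv_z)^*=\epsilon_wF_w$ with $\epsilon_w=(-1)^{\omega(z,s(w))}$. Hence the unitary $h=\Phi^{-1}(pv_z)$ satisfies $v_whv_w^*=\epsilon_wh$ for every $w\in W$. Write $h=[h_n]$ with $h_n\ne0$ finitely supported and let $\mu_n(\{x\})=|h_n(x)|^2/\|h_n\|_2^2$. By \eqref{eq:conj} and $\lim_{\mathcal U}\|h_n\|_2=1$, the sets $B_w=\{x:(-1)^{\omega(w,x)}\ne\epsilon_w\}$ satisfy $\lim_{\mathcal U}\mu_n(B_w)=0$. Let $\nu_n$ be the law of $x+x'$ with $x,x'$ independent of law $\mu_n$. If $\omega(w,x+x')=1$, then $x$ or $x'$ lies in $B_w$, so $\nu_n\{\omega(w,\cdot)=1\}\le2\mu_n(B_w)$. By (H2), $\sum_x\mu_n(\{x\})^2=\nu_n(\{0\})$ converges to $1$ along $\mathcal U$, and $\max_x\mu_n(\{x\})\ge\sum_x\mu_n(\{x\})^2$. If $\hat z_n$ attains the maximum, then $h=[h_n(\hat z_n)v_{\hat z_n}]=\lambda v_{\hat z}$ with $\lambda=\lim_{\mathcal U}h_n(\hat z_n)\in\mathbb T$.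
\end{proof}

\section{The preimage of the matrix part}\label{sec:preimage}

From here on no set-theoretic hypothesis is used.

\begin{proposition}\label{prop:preimage}
Let $\mathbf T$ be a level, $p_n\in L(T_n)$ nonzero projections with $p=[p_n]\ne0$, $D=pL(\mathbf T)p$, and $\Phi:M^{\mathcal U}\to pM^{\mathcal U}p$ an isomorphism such that for every $z\in\prod_nT_n^\perp$ we have $\Phi^{-1}(pv_z)\in\mathbb Tv_{\hat z}$ for some sequence $\hat z$ in $W$. Then $\Phi^{-1}(D)=L(\mathbf Y)$ for some level $\mathbf Y$.
\end{proposition}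

We shall see that $E_B(v_y)$, for $B=\Phi^{-1}(D)$, is either $v_y$ or $0$. To turn this dichotomy for sequences $y$ into subsets $Y_n\subseteq W$ we need maps $\Theta_n$ on the coordinates such that $[\Theta_n]$ approximates $E_B$. Averaging over finitely many unitaries with a spectral gap provides them.

\begin{proof}
Let $B=\Phi^{-1}(D)$. By Lemma~\ref{lem:bicomm}(b) and the hypothesis,
\begin{equation}\label{eq:B}
B=\{v_{\hat z}:z\in\textstyle\prod_nT_n^\perp\}'\cap M^{\mathcal U}.
\end{equation}
For every sequence $y$ in $W$ we have $v_yv_{\hat z}v_y^*=\pm v_{\hat z}$, so $v_yBv_y^*=B$, and the orthogonal projection $E_B$ commutes with conjugation by $v_y$.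

\emph{Approximating $E_B$.} By Lemma~\ref{lem:transport} applied to $\Phi^{-1}$, $B\subseteq L(\mathbf Z)$ for a level $\mathbf Z$; by the same lemma applied to $\Phi$, $\Phi(L(\mathbf Z))\subseteq pL(\mathbf X)p$ for a level $\mathbf X$ with $X_n\supseteq T_n$. Put $C=\Phi^{-1}(pL(\mathbf X)p)$, so $B\subseteq L(\mathbf Z)\subseteq C$. By Lemma~\ref{lem:forms}(a) inside $X_n$, $X_n=T_n\oplus X_n^\circ$ with $X_n^\circ=X_n\cap T_n^\perp$ nondegenerate, and
\[
p_nL(X_n)p_n=p_nL(T_n)p_n\otimes p_nL(X_n^\circ).
\]
So $p_nL(T_n)p_n$ is the relative commutant of the matrix algebra $p_nL(X_n^\circ)$ in $p_nL(X_n)p_n$. Let $(g_{i,n})_{i\le\ell}$ be the unitaries of Lemma~\ref{lem:gap} in $p_nL(X_n^\circ)$ and $h_i=\Phi^{-1}([g_{i,n}])\in\mathrm U(C)$. The $h_i$ commute with $B$, and since $\Phi$ preserves the normalized traces, $\sum_i\|[h_i,a]\|_2^2\ge\kappa\|a-E_B(a)\|_2^2$ for $a\in C$. Define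
\[
S(a)=\tfrac12a+\tfrac1{4\ell}\sum_{i\le\ell}(h_iah_i^*+h_i^*ah_i).
\]
On $L^2(C)$ the operator $S$ is self-adjoint, $0\le S\le1$, $S$ is the identity on $L^2(B)$, and
\[
\langle(1-S)a,a\rangle=\tfrac1{4\ell}\sum_i\big(2\|a\|_2^2-2\operatorname{Re}\langle h_iah_i^*,a\rangle\big)=\tfrac1{4\ell}\sum_i\|[h_i,a]\|_2^2 .
\]
Thus $0\le S\le1-\frac\kappa{4\ell}$ on the invariant subspace $L^2(C)\ominus L^2(B)$. Fix $m$ with $(1-\frac\kappa{4\ell})^m\le\frac1{10}$; then $\|S^m(a)-E_B(a)\|_2\le\frac1{10}\|a\|_2$ for $a\in C$. Lift $h_i$ to unitaries $h_{i,n}\in M$, let $S_n$ be given on $M$ by the same formula, and let $\Theta_n=E_{Z_n}\circ S_n^m|_{L(Z_n)}$. These maps are contractive for $\|\cdot\|$ and $\|\cdot\|_2$, and they induce $\Theta=E_{L(\mathbf Z)}\circ S^m$ on $L(\mathbf Z)$. As $E_B(a)\in L(\mathbf Z)$,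
\begin{equation}\label{eq:Theta}
\|\Theta(a)-E_B(a)\|_2\le\tfrac1{10}\|a\|_2\qquad(a\in L(\mathbf Z)).
\end{equation}

\emph{The dichotomy.} Let $y\in\prod_nZ_n$ and $b=E_B(v_y)\in L(\mathbf Z)$. For $y'\in\prod_nZ_n$ we have $v_{y'}bv_{y'}^*=E_B(v_{y'}v_yv_{y'}^*)=(-1)^{\omega(y',y)}b$, and $v_y^*$ transforms with the same sign. So $bv_y^*\in L(\mathbf Z)$ commutes with all $v_{y'}$, and it is a scalar $c$ by Lemma~\ref{lem:comm}. From $E_B(b)=b$ we get $c^2=c$. Thus either $v_y\in B$ or $E_B(v_y)=0$.

\emph{The subspaces.} Let $Y_n=\{y\in Z_n:\|\Theta_n(v_y)\|_2\ge\frac12\}$. By \eqref{eq:Theta}, $\lim_{\mathcal U}\|\Theta_n(v_{y_n})\|_2$ is at least $\frac9{10}$ if $v_y\in B$ and at most $\frac1{10}$ otherwise. So for $y\in\prod_nZ_n$,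
\begin{equation}\label{eq:Yn}
v_y\in B\iff y_n\in Y_n\text{ for $\mathcal U$-many }n .
\end{equation}
Since $1\in B$, we have $0\in Y_n$ for $\mathcal U$-many $n$. If for $\mathcal U$-many $n$ there were $y_n,y_n'\in Y_n$ with $y_n+y_n'\notin Y_n$, then $v_y,v_{y'}\in B$ but $v_{y+y'}=\pm v_yv_{y'}\notin B$. So $Y_n$ is a subspace for $\mathcal U$-many $n$. Redefine $Y_n=0$ for the other $n$; this preserves \eqref{eq:Yn}.

\emph{$L(\mathbf Y)\subseteq B$.} Let $z\in\prod_nT_n^\perp$. If $\hat z_n\notin Y_n^\perp$ for $\mathcal U$-many $n$, pick $y_n\in Y_n$ with $\omega(\hat z_n,y_n)=1$; then $v_y\in B$ anticommutes with $v_{\hat z}$, contrary to \eqref{eq:B}. So $v_{\hat z}\in L(\mathbf Y^\perp)$, and $v_{\hat z}$ commutes with $L(\mathbf Y)$. Now use \eqref{eq:B}.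

\emph{$B\subseteq L(\mathbf Y)$.} Let $b\in B$. Replacing $b$ by $b-E_{L(\mathbf Y)}(b)\in B$, we may write $b=[b_n]$ with $b_n\in L(Z_n)$ supported in $Z_n\setminus Y_n$, and we must show $b=0$. The map $\Theta_n$ is small on each $v_y$, $y\notin Y_n$, but need not be small on their span, so we diagonalize it. For $y'\in Z_n$ let $\alpha_{y'}$ be conjugation by $v_{y'}$ on $L(Z_n)$; this is an action of the group $Z_n$. Let $\bar\Theta_n$ be the average of $\alpha_{y'}\Theta_n\alpha_{y'}^{-1}$ over $y'\in Z_n$. It commutes with the action, whose joint eigenspaces are the lines $\mathbb Cv_y$, because by nondegeneracy of $Z_n$ the characters $(-1)^{\omega(\cdot,y)}$ are distinct. So $\bar\Theta_n(v_y)=c_n(y)v_y$, and $c_n(y)=\langle\Theta_n(v_y),v_y\rangle$ since the signs cancel in each term of the average. For $\mathcal U$-many $n$ this gives $|c_n(y)|\le\frac12$ for $y\notin Y_n$, hence $\|\bar\Theta_n(b_n)\|_2\le\frac12\|b_n\|_2$. On the other hand let $y'_n\in Z_n$ maximize $\|\alpha_{y'}\Theta_n\alpha_{y'}^{-1}(b_n)-b_n\|_2$.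 Since $v_{y'}^*bv_{y'}\in B$, \eqref{eq:Theta} shows that these maxima have limit at most $\frac1{10}\|b\|_2$, and they bound $\|\bar\Theta_n(b_n)-b_n\|_2$. So $\|b\|_2\le(\frac12+\frac1{10})\|b\|_2$ and $b=0$.

\emph{Nondegeneracy.} $B\cong D$ has trivial center by Lemma~\ref{lem:bicomm}(a). If $Y_n\cap Y_n^\perp\ne0$ for $\mathcal U$-many $n$, nonzero vectors $y_n$ in these intersections give a central unitary $v_y$ of $L(\mathbf Y)=B$ with $\tau(v_y)=0$, a contradiction. Put $Y_n=0$ for the exceptional $n$.
\end{proof}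

\section{Recovering the dimension}\label{sec:dim}

\begin{proposition}\label{prop:dim}
Let $\mathbf Y,\mathbf T$ be levels, $p_n\in L(T_n)$ nonzero projections with $p=[p_n]\ne0$, $D_n=p_nL(T_n)p_n\cong M_{d_n}(\mathbb C)$, $D=\prod_{\mathcal U}D_n$, and $\Phi:M^{\mathcal U}\to N=pM^{\mathcal U}p$ an isomorphism with $\Phi(L(\mathbf Y))=D$. Then there are $m_n\in\mathbb N$ with $\lim_{\mathcal U}d_n/2^{m_n}=1$.
\end{proposition}

The ultraproduct alone cannot give more than such an asymptotic statement: if $d_n\to\infty$, projections of rank $d_n$ in $M_{d_n+1}(\mathbb C)$ represent $1$, so $\prod_{\mathcal U}M_{d_n+1}(\mathbb C)\cong\prod_{\mathcal U}M_{d_n}(\mathbb C)$. Also, we do not compare $d_n$ with $|Y_n|$. We find inside each $\mathrm U(D_n)$ a finite group $\Gamma_n$, up to scalars and small errors, such that the ultraproduct of the $\Gamma_n$ is the image of the Pauli unitaries of $L(\mathbf Y)$, and then compare $d_n$ with $|\Gamma_n|$ by the following lemma.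

\subsection{Approximate Pauli groups in matrix algebras}
We write $\mathrm{Tr}$ and $\|\cdot\|_{HS}$ for the usual trace and the Hilbert--Schmidt norm, and $\mathrm{tr}$, $\|\cdot\|_2$ for their normalized versions on $M_d(\mathbb C)$.

\begin{lemma}[stability]\label{lem:stab}
Let $(\Gamma,\omega)$ be a finite nondegenerate space, $|\Gamma|=4^m$, and let $\lambda$ be a cocycle on $\Gamma$ with $\lambda(\gamma,\gamma')/\lambda(\gamma',\gamma)=(-1)^{\omega(\gamma,\gamma')}$. Let $0\le\varepsilon<\frac14$ and let $u_\gamma\in M_d(\mathbb C)$ $(\gamma\in\Gamma)$ be unitaries with $\|u_\gamma u_{\gamma'}-\lambda(\gamma,\gamma')u_{\gamma+\gamma'}\|_2\le\varepsilon$ for all $\gamma,\gamma'$. Then there is an integer $a\ge1$ such that $d'=a2^m$ satisfies $|\sqrt{d'/d}-1|\le4\varepsilon$. If $a\ge2$, there are $y\in M_d(\mathbb C)$ with $0\le y\le1$ and a number $s$ with $sd/d'\in[\frac13,\frac12]$ such that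
\[
\|[u_\gamma,y]\|_2\le2\varepsilon\quad(\gamma\in\Gamma),\qquad|\mathrm{tr}(y)-s|\le8\varepsilon,\qquad|\mathrm{tr}(y^2)^{1/2}-s^{1/2}|\le4\varepsilon .
\]
\end{lemma}

For $\varepsilon=0$ this says that $\mathbb C^d$ is a sum of $a$ copies of the $2^m$-dimensional module, and that for $a\ge2$ a nontrivial projection commutes with all $u_\gamma$.

\begin{proof}
On $K=\ell^2(\Gamma,\mathbb C^d)$ define unitaries $(\rho_\gamma\xi)(\eta)=\lambda(\eta,\gamma)\xi(\eta+\gamma)$. The cocycle identity gives $\rho_\gamma\rho_{\gamma'}=\lambda(\gamma,\gamma')\rho_{\gamma+\gamma'}$, and $\rho_0=1$ because the identity with $y=z=0$ gives $\lambda(\eta,0)=\lambda(0,0)=1$. With $b$ as in Lemma~\ref{lem:LW}(b), $v_\gamma\mapsto b(\gamma)\rho_\gamma$ is a unital representation of $L(\Gamma)\cong M_{2^m}(\mathbb C)$. So $K=\mathbb C^{2^m}\otimes K_0$, and the commutant $\rho'$ of the $\rho_\gamma$ is $1\otimes B(K_0)$.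

Define the isometry $J:\mathbb C^d\to K$ by $(J\xi)(\eta)=|\Gamma|^{-1/2}u_\eta\xi$, and let $\Delta_\gamma=\rho_\gamma J-Ju_\gamma$. Then
\[
\|\Delta_\gamma\|_{HS}^2=|\Gamma|^{-1}\sum_\eta\|\lambda(\eta,\gamma)u_{\eta+\gamma}-u_\eta u_\gamma\|_{HS}^2\le\varepsilon^2d .
\]
Let $e=JJ^*=(Ju_\gamma)(Ju_\gamma)^*$, a projection of rank $d$. From $AA^*-BB^*=(A-B)A^*+B(A-B)^*$ with $A=\rho_\gamma J$ and $B=Ju_\gamma$ we get $\|\rho_\gamma e\rho_\gamma^*-e\|_{HS}\le2\varepsilon\sqrt d$. The average $\bar e=|\Gamma|^{-1}\sum_\gamma\rho_\gamma e\rho_\gamma^*$ lies in $\rho'$ and satisfies $\|\bar e-e\|_{HS}\le2\varepsilon\sqrt d$. The spectral projection $f=1_{(1/2,1]}(\bar e)\in\rho'$ minimizes $\|\bar e-q\|_{HS}^2=\mathrm{Tr}(\bar e^2)+\mathrm{Tr}((1-2\bar e)q)$ over all projections $q$, so $\|f-\bar e\|_{HS}\le\|e-\bar e\|_{HS}$ and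
\[
\|f-e\|_{HS}\le4\varepsilon\sqrt d .
\]
Write $f=1\otimes f_0$ with $f_0$ of rank $a$, so $\mathrm{Tr}f=a2^m=d'$. Then $|\sqrt{d'}-\sqrt d|=|\|f\|_{HS}-\|e\|_{HS}|\le4\varepsilon\sqrt d<\sqrt d$, so $a\ge1$ and $\sqrt{d'}\le2\sqrt d$.

Let $a\ge2$. Take $q=1\otimes q_0$ with $q_0\le f_0$ of rank $\lfloor a/2\rfloor$, and put $s=\mathrm{Tr}(q)/d$ and $y=J^*qJ$. Then $sd/d'=\lfloor a/2\rfloor/a\in[\frac13,\frac12]$. Since $y=(\rho_\gamma J)^*q(\rho_\gamma J)$,
\[
u_\gamma^*yu_\gamma-y=(Ju_\gamma)^*q(Ju_\gamma)-(\rho_\gamma J)^*q(\rho_\gamma J)=-(Ju_\gamma)^*q\Delta_\gamma-\Delta_\gamma^*q(\rho_\gamma J),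
\]
which has Hilbert--Schmidt norm at most $2\varepsilon\sqrt d$. As $qf=q$, we have $|\mathrm{Tr}(y)-\mathrm{Tr}(q)|=|\mathrm{Tr}(q(e-f))|\le\sqrt{d'}\cdot4\varepsilon\sqrt d\le8\varepsilon d$. Finally $\mathrm{Tr}(y^2)=\mathrm{Tr}(qeqe)=\|qeq\|_{HS}^2$ and $\|qeq-q\|_{HS}=\|q(e-f)q\|_{HS}\le4\varepsilon\sqrt d$, while $\|q\|_{HS}=\sqrt{sd}$.
\end{proof}

\subsection{A coordinatewise test for Pauli unitaries}
Fix the data of Proposition~\ref{prop:dim}, and let $B=L(\mathbf Y)$. On $p_nMp_n$ and $N$ we use the normalized traces $\mathrm{tr}$ and their $2$-norms. Let $Y_{\mathcal U}=\prod_{\mathcal U}Y_n$ be the set-theoretic ultraproduct, with its addition and the form $\omega$. For $x\in Y_{\mathcal U}$ the unitary $v_x$ is well defined; put $F_x=\Phi(v_x)\in\mathrm U(D)$.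

If $Y$ is finite and nondegenerate, a unitary $b\in L(Y)$ is a Pauli unitary exactly when $v_ybv_y^*b^*$ is a scalar for every $y\in Y$. The number of conditions grows with $|Y|$. We pack all $v_y$, $y\in Y_n$, into one unitary $V_n$, using the room available in $L(Y_n^\perp)$. The condition then becomes $VbV^*b^*\in B'$, and this is tested by the $\ell$ unitaries of Lemma~\ref{lem:bicomm}(a).

\begin{lemma}\label{lem:test}
There are functions $\phi_n:\mathrm U(D_n)\to[0,\infty)$ with $\phi_n(p_n)=0$ and $\phi_n(\zeta U)=\phi_n(U)$ for $\zeta\in\mathbb T$, such that for all $U_n\in\mathrm U(D_n)$ and $U=[U_n]$: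
\begin{itemize}
\item[(a)] if $0\le\delta\le1$ and $\lim_{\mathcal U}\phi_n(U_n)\le\delta$, then $\|U-\zeta F_x\|_2\le\sqrt{2\delta}$ for some $x\in Y_{\mathcal U}$, $\zeta\in\mathbb T$;
\item[(b)] if $U=\zeta F_x$ with $x\in Y_{\mathcal U}$, $\zeta\in\mathbb T$, then $\lim_{\mathcal U}\phi_n(U_n)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
The space $Y_n^\perp$ is infinite and nondegenerate, so it contains a nondegenerate $X_n$ with $|X_n|=|Y_n|^2$, and $L(X_n)\cong M_{|Y_n|}(\mathbb C)$. Choose minimal projections $P_{n,y}\in L(X_n)$ $(y\in Y_n)$ with sum $1$; they commute with $L(Y_n)$ and have trace $1/|Y_n|$. Then $V_n=\sum_{y\in Y_n}v_yP_{n,y}$ is unitary. Let $V=[V_n]$ and $\Phi(V)=[\widehat V_n]$ with $\widehat V_n\in\mathrm U(p_nMp_n)$. Let $g_i=[g_{i,n}]$ be as in Lemma~\ref{lem:bicomm}(a) for $A=D$, and put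
\[
\phi_n(U)=\frac1\kappa\sum_{i\le\ell}\big\|[g_{i,n},\widehat V_nU\widehat V_n^*U^*]\big\|_2^2 .
\]
Given $U=[U_n]$, let $b=\Phi^{-1}(U)=[b_n]$ with unitaries $b_n=\sum_{x\in Y_n}c_n(x)v_x\in L(Y_n)$, and let $G=VbV^*b^*$. Then $\lim_{\mathcal U}\phi_n(U_n)=\kappa^{-1}\sum_i\|[g_i,\Phi(G)]\|_2^2$ and
\[
G=\Big[\sum_{y\in Y_n}v_yb_nv_y^*b_n^*\,P_{n,y}\Big].
\]
By Lemma~\ref{lem:comm}, $B'\cap M^{\mathcal U}=L(\mathbf Y^\perp)$. The expectation of $G$ onto this algebra is $[\sum_y\tau(v_yb_nv_y^*b_n^*)P_{n,y}]$, where $\tau(v_yb_nv_y^*b_n^*)=\sum_x(-1)^{\omega(y,x)}|c_n(x)|^2$. The squared $2$-norm of its $n$-th coordinate is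
\[
\frac1{|Y_n|}\sum_{y\in Y_n}\sum_{x,x'\in Y_n}(-1)^{\omega(y,x+x')}|c_n(x)|^2|c_n(x')|^2=\sum_x|c_n(x)|^4,
\]
because $Y_n$ is nondegenerate. As $\Phi$ maps $B'\cap M^{\mathcal U}$ onto $D'\cap N=D^c$ and $G$ is unitary, Lemma~\ref{lem:bicomm}(a) gives
\[
\lim_{\mathcal U}\phi_n(U_n)\ge\|\Phi(G)-E_{D^c}\Phi(G)\|_2^2=1-\lim_{\mathcal U}\sum_x|c_n(x)|^4 .
\]
(a) Let $x_n$ maximize $|c_n(x)|$. Since $\sum_x|c_n(x)|^2=1$, we have $|c_n(x_n)|^2\ge\sum_x|c_n(x)|^4$, so $|\mathrm{tr}(UF_x^*)|^2=|\tau(bv_x^*)|^2=\lim_{\mathcal U}|c_n(x_n)|^2\ge1-\delta$. For the $\zeta$ with $\bar\zeta\,\mathrm{tr}(UF_x^*)\ge0$ we get $\|U-\zeta F_x\|_2^2\le2-2\sqrt{1-\delta}\le2\delta$.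

(b) Here $b=\zeta v_x$ and $G=[\sum_y(-1)^{\omega(y,x_n)}P_{n,y}]\in L(\mathbf Y^\perp)$, so $\Phi(G)$ commutes with the $g_i\in D$.
\end{proof}

\subsection{The groups $\Gamma_n$}
Fix $\delta=10^{-4}$ and $\eta=\sqrt{2\delta}<0.015$. Let $\mathcal G_n=\{U\in\mathrm U(D_n):\phi_n(U)<\delta\}$, which contains $p_n$ and is invariant under $\mathbb T$. We call $x\in Y_{\mathcal U}$ a \emph{label} of a sequence $(U_n)\in\prod_n\mathcal G_n$ if $\|[U_n]-\zeta F_x\|_2\le\eta$ for some $\zeta\in\mathbb T$. Labels exist by Lemma~\ref{lem:test}(a). Replacing one unitary in a product of unitaries changes the trace by at most the $2$-norm of the change. By \eqref{eq:seq}, $|\mathrm{tr}(F_{x}^*F_{x'})|=1_{x=x'}$, $|\mathrm{tr}(F_{x}F_{x'}F_{x''}^*)|=1_{x+x'=x''}$, and $F_xF_{x'}F_x^*F_{x'}^*=(-1)^{\omega(x,x')}p$, where $1_{(\cdot)}$ is $1$ or $0$ according as the condition holds or not. So for sequences $(U_n),(U_n'),(U_n'')\in\prod_n\mathcal G_n$ with labels $x,x',x''$,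
\begin{align}
\big|\textstyle\lim_{\mathcal U}|\mathrm{tr}(U_n^*U_n')|-1_{x=x'}\big|&\le2\eta,\label{eq:l1}\\
\big|\textstyle\lim_{\mathcal U}|\mathrm{tr}(U_nU_n'U_n''^*)|-1_{x+x'=x''}\big|&\le3\eta,\label{eq:l2}\\
\big|\textstyle\lim_{\mathcal U}\mathrm{tr}(U_nU_n'U_n^*U_n'^*)-(-1)^{\omega(x,x')}\big|&\le4\eta;\label{eq:l3}
\end{align}
in \eqref{eq:l3} the scalars $\zeta$ cancel. All three errors are below $0.06$. Taking $U_n'=U_n$ in \eqref{eq:l1} shows that labels are unique.

On $\mathcal G_n$ define $U\sim U'$ by $|\mathrm{tr}(U^*U')|\ge\frac12$, a ternary relation $R_n(U,U',U'')$ by $|\mathrm{tr}(UU'U''^*)|\ge\frac12$, and $\omega_n(U,U')\in\mathbb F_2$ as $0$ if $\operatorname{Re}\mathrm{tr}(UU'U^*U'^*)\ge0$ and $1$ otherwise.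

\begin{lemma}\label{lem:Gamma}
For $\mathcal U$-many $n$, the relation $\sim$ is an equivalence relation with finite quotient $\Gamma_n$; $R_n$ and $\omega_n$ depend only on the classes; $R_n$ is the graph of an addition that makes $\Gamma_n$ a vector space whose zero is the class of $p_n$; and $\omega_n$ is a nondegenerate form on $\Gamma_n$. The map $j:\prod_{\mathcal U}\Gamma_n\to Y_{\mathcal U}$ that sends $(\gamma_n)$ to the label of any sequence of representatives $U_n\in\gamma_n$ is an isomorphism of spaces with forms.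
\end{lemma}

\begin{proof}
By \eqref{eq:l1}, two sequences in $\prod_n\mathcal G_n$ have the same label if and only if $U_n\sim U_n'$ for $\mathcal U$-many $n$. The relation $\sim$ is reflexive and symmetric. If transitivity failed for $\mathcal U$-many $n$, witnesses $U_n\sim U_n'\sim U_n''$ with $U_n\not\sim U_n''$ would give three sequences with the same label, and then $U_n\sim U''_n$ for $\mathcal U$-many $n$. Inequivalent elements satisfy $\|U-U'\|_2^2=2-2\operatorname{Re}\mathrm{tr}(U^*U')>1$ and $\mathrm U(D_n)$ is compact, so $\Gamma_n$ is finite. By \eqref{eq:l2}, $R_n(U_n,U_n',U_n'')$ holds for $\mathcal U$-many $n$ if and only if the labels satisfy $x+x'=x''$, and by \eqref{eq:l3}, $\omega_n(U_n,U_n')=\omega(x,x')$ for $\mathcal U$-many $n$. If $R_n$ or $\omega_n$ depended on the representatives for $\mathcal U$-many $n$, witnesses would give two tuples of sequences with the same labels and different values, which is impossible. For the exceptional $n$ let $\Gamma_n$ be a point.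

The first sentence of the proof shows that $j$ is well defined and injective. Given $x\in Y_{\mathcal U}$, write $F_x=[U_n]$ with $U_n\in\mathrm U(D_n)$. By Lemma~\ref{lem:test}(b), $U_n\in\mathcal G_n$ for $\mathcal U$-many $n$; after changing the other $U_n$ to $p_n$ we have a sequence with label $x$. So $j$ is a bijection, and it carries the ultraproducts of $R_n$ and $\omega_n$ to the graph of addition and to $\omega$.

Recall \L o\'s's theorem: a first-order sentence holds in an ultraproduct of structures if and only if it holds in $\mathcal U$-many factors. One sentence in the language with a ternary relation $R$ and a binary relation ``$\omega=1$'' says that $R$ is the graph of an abelian group operation of exponent $2$ and that $\omega$ is a nondegenerate alternating bilinear map. It holds in every $Y_n$, hence in $Y_{\mathcal U}$, hence in $\prod_{\mathcal U}\Gamma_n$, hence in $\mathcal U$-many $\Gamma_n$. The sequence $(p_n)$ has label $0$, so the class of $p_n$ is the zero of $\Gamma_n$ for $\mathcal U$-many $n$.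
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dim}]
We consider only $n$ as in Lemma~\ref{lem:Gamma}. By Lemma~\ref{lem:LW}(c), $|\Gamma_n|=4^{m_n}$. To apply Lemma~\ref{lem:stab} we need representatives whose error tends to $0$, and an exact cocycle. The first is achieved by nearly minimizing $\phi_n$ in each class, the second by a normalization that confines the scalars to the finite set $\mu_4=\{\pm1,\pm i\}$.

\emph{Representatives.} For $\gamma\in\Gamma_n$ choose $u_\gamma\in\gamma$ with $\phi_n(u_\gamma)\le\inf_\gamma\phi_n+\frac1{n+1}$, multiplied by a scalar so that $\mathrm{tr}(u_\gamma^2)\ge0$; take $u_0=p_n$, the unit of $D_n$. For a sequence $\gamma=(\gamma_n)$ put $u_\gamma=[u_{\gamma_n}]\in\mathrm U(D)$ and $x=j(\gamma)$. Unitaries $U_n$ representing $F_x$ have label $x$, so $U_n\in\gamma_n$ for $\mathcal U$-many $n$, and $\lim_{\mathcal U}\phi_n(U_n)=0$. Hence $\lim_{\mathcal U}\phi_n(u_{\gamma_n})=0$, and Lemma~\ref{lem:test}(a) with $\delta=0$ and uniqueness of labels give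
\begin{equation}\label{eq:ug}
u_\gamma\in\mathbb TF_{j(\gamma)} .
\end{equation}
So $u_\gamma^2$ is a scalar of modulus $1$ with nonnegative trace, that is, $u_\gamma^2=1$. For two sequences, \eqref{eq:ug} and additivity of $j$ give $u_\gamma u_{\gamma'}=\lambda u_{\gamma+\gamma'}$ with $\lambda\in\mathbb T$. Squaring, $\lambda^2=u_\gamma u_{\gamma'}u_\gamma^*u_{\gamma'}^*=\pm1$, so $\lambda\in\mu_4$.

\emph{The cocycle.} For $\gamma,\gamma'\in\Gamma_n$ let $\lambda_n(\gamma,\gamma')\in\mu_4$ minimize $\|u_\gamma u_{\gamma'}-\lambda u_{\gamma+\gamma'}\|_2$ over $\lambda\in\mu_4$, and let $\varepsilon_n$ be the largest of these minima. Taking for each $n$ a pair that attains $\varepsilon_n$, the previous paragraph gives $\lim_{\mathcal U}\varepsilon_n=0$. So for sequences, $u_\gamma u_{\gamma'}=\lambda(\gamma,\gamma')u_{\gamma+\gamma'}$, where $\lambda(\gamma,\gamma')$ is the value of $\lambda_n(\gamma_n,\gamma_n')$ for $\mathcal U$-many $n$. Associativity in $D$ gives the cocycle identity for $\lambda$, and $u_\gamma u_{\gamma'}=(-1)^{\omega(j\gamma,j\gamma')}u_{\gamma'}u_\gamma$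 gives $\lambda(\gamma,\gamma')/\lambda(\gamma',\gamma)=(-1)^{\omega(j\gamma,j\gamma')}$, whose exponent is the value of $\omega_n(\gamma_n,\gamma_n')$ for $\mathcal U$-many $n$. Picking witnesses, for $\mathcal U$-many $n$ the function $\lambda_n$ satisfies the cocycle identity and $\lambda_n(\gamma,\gamma')/\lambda_n(\gamma',\gamma)=(-1)^{\omega_n(\gamma,\gamma')}$ on all of $\Gamma_n$. Also $\lambda_n(0,0)=1$, because $u_0$ is the unit.

\emph{Irreducibility.} For $\mathcal U$-many $n$, Lemma~\ref{lem:stab} gives $a_n\ge1$ and $d_n'=a_n2^{m_n}$ with $\lim_{\mathcal U}d_n'/d_n=1$. Suppose $a_n\ge2$ for $\mathcal U$-many $n$, and take $y_n\in D_n$ and $s_n$ from the lemma. Then $s=\lim_{\mathcal U}s_n\in[\frac13,\frac12]$, and $y=[y_n]\in D$ satisfies $\mathrm{tr}(y)=\mathrm{tr}(y^2)=s$. So $\|y-\mathrm{tr}(y)p\|_2^2=s-s^2>0$, and $y$ is not a scalar. But $y$ commutes with $u_\gamma$ for every sequence $\gamma$, hence with all $F_x$ by \eqref{eq:ug} and surjectivity of $j$. So $\Phi^{-1}(y)\in L(\mathbf Y)\cap L(\mathbf Y^\perp)=\mathbb C$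 by Lemma~\ref{lem:comm}, a contradiction. Therefore $a_n=1$ for $\mathcal U$-many $n$, and $\lim_{\mathcal U}d_n/2^{m_n}=1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Let $t,p,\Phi,\mathbf T$ be as in Section~\ref{sec:normal}. Let $|T_n|=4^{k_n}$ and let $d_n$ be the rank of $p_n$ in $L(T_n)\cong M_{2^{k_n}}(\mathbb C)$, so $\tau(p_n)=d_n/2^{k_n}$. Lemma~\ref{lem:pull} gives the hypothesis of Proposition~\ref{prop:preimage}, whose conclusion is the hypothesis of Proposition~\ref{prop:dim}. Hence $t=\lim_{\mathcal U}d_n2^{-k_n}=\lim_{\mathcal U}2^{m_n-k_n}$. Since $\{2^k:k\in\mathbb Z\}$ is closed in $(0,\infty)$ and $t>0$, $t$ is a power of $2$.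
\end{proof}

\section{A model of (H0)--(H2)}\label{sec:forcing}

Hypothesis (H2) asks that each sequence $(\nu_n)$ not concentrating at $0$ be detected by some $w\in W$. We build $W$ in $\aleph_1$ stages. Every sequence appears at some countable stage $\beta$, and at the next stage we add vectors whose pairing with the countable space $W_\beta$ built so far is random. A random functional equals $1$ on a substantial part of $\nu_n$ for many $n$, and we extend the ultrafilter so that ``many'' becomes ``$\mathcal U$-many''. Forcing with a measure algebra supplies the randomness, and every new function in $\mathbb N^{\mathbb N}$ is bounded by an old one, so (H0) survives.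

\subsection{The forcing extension}
Let $\mathsf V$ be a ground model of ZFC $+\ \mathfrak b>\aleph_1$, for instance of MA${}+\neg$CH, which is consistent relative to ZFC by Solovay--Tennenbaum. We argue with a generic extension of $\mathsf V$; as usual, this yields the relative consistency statement. For a set $J$ let $\mu$ be the product of the uniform measures on $2^J$. By a \emph{Borel set} we mean a set in the $\sigma$-algebra generated by the cylinders $[s]=\{x\in2^J:s\subseteq x\}$, $s$ a finite partial function; it depends on countably many coordinates. The \emph{measure algebra} $\mathbb B(J)$ is the complete Boolean algebra of Borel sets modulo null sets. A Borel set has a countable code, which can be evaluated in larger models; Boolean operations, inclusions and the measure are preserved under this evaluation. A generic filter on $\mathbb B(J)$ corresponds to a point $r\in2^J$: it consists of the classes of the Borel sets coded in $\mathsf V$ that contain $r$. For $J'\subseteq J$, $\mathbb B(J')$ is a complete subalgebra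 of $\mathbb B(J)$, and $r{\restriction}J'$ is $\mathbb B(J')$-generic.

Let $\Lambda=\aleph_1\times\mathbb N$ with the lexicographic order, $\Lambda_\beta=\beta\times\mathbb N$, and
\[
I=\{(\xi,i,a):\xi\in\Lambda,\ i\in\mathbb Z,\ a\in\{0,1\}\}\ \sqcup\ \{(\xi,\zeta,i):\zeta<\xi\text{ in }\Lambda,\ i\in\mathbb Z\}.
\]
For $\beta<\aleph_1$ let $I_\beta$ be the countable set of indices with first coordinate $\xi\in\Lambda_\beta$, and $J_\beta=I_{\beta+1}\setminus I_\beta$. Let $r\in2^I$ be $\mathbb B(I)$-generic over $\mathsf V$ and $r_\beta=r{\restriction}I_\beta$; thus $\mathsf V[r_0]=\mathsf V$.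

\begin{lemma}\label{lem:random}
\begin{itemize}
\item[(a)] $\mathbb B(I)$ satisfies the countable chain condition, so $\aleph_1$ is preserved.
\item[(b)] Every $f\in\mathbb N^{\mathbb N}\cap\mathsf V[r]$ satisfies $f\le g$ pointwise for some $g\in\mathbb N^{\mathbb N}\cap\mathsf V$.
\item[(c)] Every real of $\mathsf V[r]$ lies in $\mathsf V[r_\beta]$ for some $\beta<\aleph_1$.
\item[(d)] $r$ avoids every null Borel set coded in $\mathsf V$, and $r{\restriction}J_\beta$ avoids every null Borel subset of $2^{J_\beta}$ coded in $\mathsf V[r_\beta]$.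
\item[(e)] $\mathfrak b>\aleph_1$ in $\mathsf V[r]$; that is, \textup{(H0)} holds.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An antichain has at most $k$ members of measure at least $1/k$.

(b) Let $b\ne0$ force $\dot f\in\mathbb N^{\mathbb N}$. For each $n$, $\mu(b\wedge[\![\dot f(n)>k]\!])\to0$ as $k\to\infty$, so there is $g(n)$ with $\mu(b\wedge[\![\dot f(n)>g(n)]\!])<2^{-n-2}\mu(b)$. Then $b\setminus\bigvee_n[\![\dot f(n)>g(n)]\!]$ has measure at least $\mu(b)/2$ and forces $\dot f\le g$.

(c) A set $\dot A\subseteq\mathbb N$ is computed from the generic filter and the values $[\![n\in\dot A]\!]$. These are represented by countably many Borel sets, which depend on coordinates in some $I_\beta$.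

(d) The first statement holds because the complement of a null set represents $1$. For the second, by outer regularity in $\mathsf V[r_\beta]$ it suffices to treat $N_c=\bigcap_n\bigcup_k[s_{n,k}]$ where $c=(s_{n,k})\in\mathsf V[r_\beta]$ and $\sum_k\mu[s_{n,k}]\le2^{-n}$; call such $c$ admissible. Choosing Borel representatives of the values $[\![\dot s_{n,k}=s]\!]\in\mathbb B(I_\beta)$ gives a Borel function $G$ on $2^{I_\beta}$, coded in $\mathsf V$, with $G(r_\beta)=c$. Redefining $G$ on the Borel set where it is undefined or not admissible, we may assume that all its values are admissible. By Fubini's theorem $\{(x,y)\in2^{I_\beta}\times2^{J_\beta}:y\in N_{G(x)}\}$ is a null Borel set coded in $\mathsf V$, so it does not contain $r_{\beta+1}$.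

(e) Let $(f_\xi)_{\xi<\aleph_1}\in\mathsf V[r]$ and choose by (b) $g_\xi\in\mathsf V$ with $f_\xi\le g_\xi$. By (a), each $g_\xi$ has only countably many possible values, so $\mathsf V$ contains a sequence of countable sets $A_\xi\subseteq\mathbb N^{\mathbb N}$ with $g_\xi\in A_\xi$. In $\mathsf V$ the set $\bigcup_\xi A_\xi$ has size at most $\aleph_1$, so it has a $\le^*$-bound, which bounds all $f_\xi$.
\end{proof}

\subsection{The space}
Let $W$ have the basis $\{e_k,f_k:k\ge0\}\cup\{d_{\xi,j}:\xi\in\Lambda,\ j\in\mathbb Z\}$, and let $W_\beta$ be the span of the $e_k,f_k$ and the $d_{\zeta,j}$ with $\zeta\in\Lambda_\beta$. These vector spaces belong to $\mathsf V$, $|W|=\aleph_1$, each $W_\beta$ is countable, and $W_0=\bigoplus_kH_k$ with $H_k=\langle e_k,f_k\rangle$. The form is defined from $r$. Let $H=\mathbb F_2^2$ with the nonzero form $\omega_H$; identify each $H_k$ with $H$ through the basis $e_k,f_k$, let $\omega|_{H_k}=\omega_H$, and let the $H_k$ be mutually orthogonal. Put $g_\xi(i)=(r(\xi,i,0),r(\xi,i,1))\in H$,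 and
\[
\omega(d_{\xi,j},h)=\omega(h,d_{\xi,j})=\omega_H(g_\xi(k-j),h)\qquad(h\in H_k).
\]
The index $j$ serves only the last assertion of Theorem~\ref{thm:B}: the shift $H_k\to H_{k+1}$ is to extend to an isomorphism $W\to H_0^\perp$ sending $d_{\xi,j}$ to the component of $d_{\xi,j+1}$ in $H_0^\perp$. As Lemma~\ref{lem:shift} shows, this map preserves the form if the numbers $c_{\xi\zeta}(j,i)=\omega(d_{\xi,j},d_{\zeta,i})$, $\zeta\le\xi$, satisfy
\begin{equation}\label{eq:rec}
c_{\xi\zeta}(j+1,i+1)=c_{\xi\zeta}(j,i)+\omega_H(g_\xi(-j-1),g_\zeta(-i-1))\qquad(j,i\in\mathbb Z).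
\end{equation}
This recursion determines $c_{\xi\zeta}$ along each diagonal $i-j=\mathrm{const}$ of $\mathbb Z^2$ from its value at the unique point $(0,i)$ of the diagonal. For $\zeta<\xi$ let $c_{\xi\zeta}$ be the solution of \eqref{eq:rec} with $c_{\xi\zeta}(0,i)=r(\xi,\zeta,i)$, and put $\omega(d_{\xi,j},d_{\zeta,i})=\omega(d_{\zeta,i},d_{\xi,j})=c_{\xi\zeta}(j,i)$. For $\zeta=\xi$ let $c_{\xi\xi}(j,j)=0$, let $c_{\xi\xi}$ be given on $i>j$ by \eqref{eq:rec} and $c_{\xi\xi}(0,i)=0$ $(i\ge1)$, let $c_{\xi\xi}(j,i)=c_{\xi\xi}(i,j)$ for $i<j$, and put $\omega(d_{\xi,j},d_{\xi,i})=c_{\xi\xi}(j,i)$. Then \eqref{eq:rec} holds on $i=j$ because $\omega_H$ is alternating, and on $i<j$ because $\omega_H$ is symmetric. The matrix of $\omega$ in the basis is symmetric with zero diagonal, so $\omega$ is a form.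

\begin{lemma}\label{lem:H1}
$W_0^\perp=0$; so \textup{(H1)} holds in $\mathsf V[r]$.
\end{lemma}

\begin{proof}
Let $0\ne z=h+\sum_{(\xi,j)\in F}d_{\xi,j}$ with $h\in\bigoplus_{k<K}H_k$ and $F$ finite. If $F=\emptyset$, then $z\notin W_0^\perp$, as $W_0$ is an orthogonal sum of nondegenerate planes. Let $F\ne\emptyset$. For $k\ge K$ the restriction of $\omega(z,\cdot)$ to $H_k$ is $\omega_H(s_k,\cdot)$ with $s_k=\sum_{(\xi,j)\in F}g_\xi(k-j)$, so it suffices to find $k\ge K$ with $s_k\ne0$. Regard the $g_\xi(i)$ as independent uniform random variables on $2^I$. Fix $\xi$ occurring in $F$ and let $j_0$ be least with $(\xi,j_0)\in F$. Then $s_k$ is $g_\xi(k-j_0)$ plus a function of the $g_{\xi'}$, $\xi'\ne\xi$, and the $g_\xi(i)$, $i<k-j_0$; the $s_{k'}$ with $k'<k$ are functions of these latter variables. So $s_k$ is uniform given $s_K,\dots,s_{k-1}$, and $s_K=\dots=s_{K+n-1}=0$ has probability $4^{-n}$. The null set where all $s_k$, $k\ge K$, vanish is coded in $\mathsf V$; apply Lemma~\ref{lem:random}(d).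
\end{proof}

\begin{lemma}\label{lem:shift}
$W\cong H_0^\perp$; so $W=H_0\oplus H_0^\perp\cong H\oplus W$.
\end{lemma}

\begin{proof}
Let $\eta_{\xi,j}\in H_0$ correspond to $g_\xi(-j-1)$, so $\omega(d_{\xi,j+1},h)=\omega(\eta_{\xi,j},h)$ for $h\in H_0$. Define a linear map $\theta$ by $e_k\mapsto e_{k+1}$, $f_k\mapsto f_{k+1}$, $d_{\xi,j}\mapsto d_{\xi,j+1}+\eta_{\xi,j}$. The images of the basis vectors lie in $H_0^\perp$, and modulo $H_0$ they form a basis of $W/H_0$. As $H_0^\perp\to W/H_0$ is an isomorphism, $\theta$ is a linear isomorphism onto $H_0^\perp$. It preserves $\omega$ on $W_0$. For $h\in H_k$ the vector $\theta h\in H_{k+1}$ is orthogonal to $\eta_{\xi,j}$, so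
\[
\omega(\theta d_{\xi,j},\theta h)=\omega_H(g_\xi(k+1-(j+1)),h)=\omega(d_{\xi,j},h).
\]
For $\zeta\le\xi$, each of $\omega(\eta_{\xi,j},d_{\zeta,i+1})$, $\omega(d_{\xi,j+1},\eta_{\zeta,i})$ and $\omega(\eta_{\xi,j},\eta_{\zeta,i})$ equals $\omega_H(g_\xi(-j-1),g_\zeta(-i-1))$. Since $3=1$ in $\mathbb F_2$, \eqref{eq:rec} gives
\[
\omega(\theta d_{\xi,j},\theta d_{\zeta,i})=c_{\xi\zeta}(j+1,i+1)+\omega_H(g_\xi(-j-1),g_\zeta(-i-1))=\omega(d_{\xi,j},d_{\zeta,i}).\qedhere
\]
\end{proof}

\subsection{The ultrafilter}
Fix $\beta<\aleph_1$ and let $\varphi_m=\omega(d_{(\beta,m),0},\cdot)|_{W_\beta}$ for $m\in\mathbb N$. With $\xi=(\beta,m)$, the pair $(\varphi_m(e_k),\varphi_m(f_k))$ is the image of $g_\xi(k)$ under a linear bijection of $\mathbb F_2^2$, and $\varphi_m(d_{\zeta,i})=r(\xi,\zeta,i)$ for $\zeta\in\Lambda_\beta$. All these coordinates of $r$ are distinct and lie in $J_\beta$. So the same formulas define the $\varphi_m$ as random variables on $2^{J_\beta}$, independent and uniformly distributed in $\mathrm{Hom}(W_\beta,\mathbb F_2)$.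 Consequently, for linearly independent $x_1,\dots,x_l\in W_\beta$ the bits $\varphi_m(x_j)$ $(m\in\mathbb N,\ j\le l)$ are independent and uniform.

Consider first point masses at vectors $z_n$. If $(z_n)\in\mathsf V[r_\beta]$ is linearly independent, the bits $\varphi_0(z_n)$ are independent, so $\{n:\varphi_0(z_n)=1\}$ meets every infinite subset of $\mathbb N$ in $\mathsf V[r_\beta]$ and can be added to an ultrafilter of $\mathsf V[r_\beta]$. This cannot be done with $\varphi_0$ for all sequences at once, since $\varphi_0$ cannot be $1$ on all of $z_n$, $z_n'$ and $z_n+z_n'$. The limiting values must depend linearly on the sequence, and every nonzero sequence must receive a value $1$ somewhere. So we use countably many functionals and prescribe their limits by an injective linear map into $\mathbb F_2^{\mathbb N}$. Measures without large atoms are easier: on them $\varphi_0$ is $1$ about half of the time, by a variance bound.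

\begin{lemma}\label{lem:step}
Let $\mathcal U_\beta$ be, in $\mathsf V[r_\beta]$, a nonprincipal ultrafilter on $\mathbb N$. In $\mathsf V[r_{\beta+1}]$ there is an ultrafilter $\mathcal U_{\beta+1}\supseteq\mathcal U_\beta$ such that for every sequence $(\nu_n)\in\mathsf V[r_\beta]$ of finitely supported probability measures on $W_\beta$ with $\lim_{\mathcal U_\beta}\nu_n(\{0\})<1$ there is $m$ with $\lim_{\mathcal U_{\beta+1}}\nu_n\{\varphi_m=1\}>0$.
\end{lemma}

\begin{proof}
Let $\mathbb S=W_\beta^{\mathbb N}\cap\mathsf V[r_\beta]$ and $\mathbb E=\mathbb S/\mathcal U_\beta$, the ultrapower computed in $\mathsf V[r_\beta]$. It is a vector space containing $W_\beta$ as the constants. We work in $\mathsf V[r_{\beta+1}]$. For $0\ne w\in W_\beta$ the event ``$\varphi_m(w)=0$ for all $m$'' is null, so by Lemma~\ref{lem:random}(d) the linear map $w\mapsto(\varphi_m(w))_m$ is injective on $W_\beta$. Its image is countable, so the quotient of $\mathbb F_2^{\mathbb N}$ by the image has dimension $2^{\aleph_0}\ge|\mathbb E|$. Sending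 a basis of a complement of $W_\beta$ in $\mathbb E$ injectively to vectors independent modulo the image, we extend the map to an injective linear map $\rho=(\rho_m)_m:\mathbb E\to\mathbb F_2^{\mathbb N}$. Call a sequence $(\nu_n)\in\mathsf V[r_\beta]$ of finitely supported probability measures on $W_\beta$ \emph{diffuse} if $\lim_{\mathcal U_\beta}\max_x\nu_n(\{x\})=0$. We claim that the following sets together have the finite intersection property:
\begin{itemize}
\item[(1)] the sets in $\mathcal U_\beta$;
\item[(2)] $\{n:\varphi_m(z_n)=\rho_m(z)\}$ for $m\in\mathbb N$ and $z\in\mathbb S$;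
\item[(3)] $\{n:\nu_n\{\varphi_0=1\}>\frac14\}$ for diffuse $(\nu_n)$.
\end{itemize}
It suffices to intersect one $X\in\mathcal U_\beta$, the sets (2) for $m<m_0$ and $z^1,\dots,z^p\in\mathbb S$, and the sets (3) for diffuse $\nu^1,\dots,\nu^q$. Renumber so that $z^1,\dots,z^l$ is a maximal subfamily that is linearly independent in $\mathbb E$ modulo $W_\beta$. Each $z^i$ equals in $\mathbb E$ a combination of $z^1,\dots,z^l$ plus a constant; shrink $X$ so that these equalities hold at every $n\in X$. As $\varphi_m$ and $\rho_m$ are linear and agree on constants, for $n\in X$ the conditions (2) for $z^1,\dots,z^l$ imply those for all $z^i$.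

For a finite subspace $Y\subseteq W_\beta$, the vectors $z_n^1,\dots,z_n^l$ are independent modulo $Y$ for $\mathcal U_\beta$-many $n$. Otherwise, as there are finitely many nontrivial combinations and $Y$ is finite, one nontrivial combination would equal one element of $Y$ for $\mathcal U_\beta$-many $n$, and would be constant in $\mathbb E$. So in $\mathsf V[r_\beta]$ we can choose recursively $n_0<n_1<\cdots$ in $X$ such that all vectors $z^j_{n_i}$ $(i\in\mathbb N,\ j\le l)$ are linearly independent and $\max_x\nu^u_{n_i}(\{x\})\le4^{-i}$ for $u\le q$.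

For a fixed pattern $P:\{0,\dots,m_0-1\}\times\{1,\dots,l\}\to\mathbb F_2$ the events ``$\varphi_m(z^j_{n_i})=P(m,j)$ for all $m<m_0$, $j\le l$'' $(i\in\mathbb N)$ are independent of probability $2^{-m_0l}$, so almost surely infinitely many of them occur. Next, distinct nonzero vectors $x,x'$ are linearly independent over $\mathbb F_2$, so the bits $\varphi_0(x)$, $x\ne0$, are uniform and pairwise independent. For $\nu=\nu^u_{n_i}$ the random variable $\nu\{\varphi_0=1\}$ therefore has mean $\frac12(1-\nu(\{0\}))\ge\frac12-\frac12 4^{-i}$ and variance $\frac14\sum_{x\ne0}\nu(\{x\})^2\le\frac14 4^{-i}$. For $i\ge1$ the mean is at least $\frac38$, so by Chebyshev's inequality the variable is at most $\frac14$ with probability at most $16\cdot4^{-i}$. By the Borel--Cantelli lemma, almost surely it exceeds $\frac14$ for all large $i$ and all $u\le q$. The exceptional null sets are coded in $\mathsf V[r_\beta]$, for each of the finitely many patterns $P$. Lemma~\ref{lem:random}(d), applied to the pattern $P(m,j)=\rho_m(z^j)$, shows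 that infinitely many $n_i$ lie in the intersection. This proves the claim.

Let $\mathcal U_{\beta+1}$ be an ultrafilter of $\mathsf V[r_{\beta+1}]$ containing all sets (1)--(3). A bounded real sequence in $\mathsf V[r_\beta]$ has the same limit along $\mathcal U_\beta$ and $\mathcal U_{\beta+1}$. Let $(\nu_n)$ be as in the statement, $b=1-\lim_{\mathcal U_\beta}\nu_n(\{0\})>0$ and $a=\lim_{\mathcal U_\beta}\max_{x\ne0}\nu_n(\{x\})$. If $a>0$, choose in $\mathsf V[r_\beta]$ vectors $z_n\ne0$ attaining the maximum. Then $z\ne0$ in $\mathbb E$, so $\rho_m(z)=1$ for some $m$; by (2), $\varphi_m(z_n)=1$ for $\mathcal U_{\beta+1}$-many $n$, and $\lim_{\mathcal U_{\beta+1}}\nu_n\{\varphi_m=1\}\ge a$. If $a=0$, let $\nu_n'$ be the normalized restriction of $\nu_n$ to $W_\beta\setminus\{0\}$ when $\nu_n(\{0\})<1$, and $\nu'_n=\nu_n$ otherwise. The limit of $\max_x\nu_n'(\{x\})$ is $a/b=0$, so $(\nu_n')$ is diffuse, and (3) gives $\lim_{\mathcal U_{\beta+1}}\nu_n\{\varphi_0=1\}\ge b/4$.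
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Lemma~\ref{lem:step} holds for every generic $r$, so it is forced, and by the maximum principle we can choose in $\mathsf V$, by recursion on $\beta<\aleph_1$, $\mathbb B(I_\beta)$-names for ultrafilters $\mathcal U_\beta$ of $\mathsf V[r_\beta]$ as follows: $\mathcal U_0\in\mathsf V$ is nonprincipal; $\mathcal U_{\beta+1}$ is given by Lemma~\ref{lem:step}; for limit $\beta$, $\mathcal U_\beta$ is any ultrafilter of $\mathsf V[r_\beta]$ extending $\bigcup_{\gamma<\beta}\mathcal U_\gamma$. This union belongs to $\mathsf V[r_\beta]$ because the sequence of earlier names is in $\mathsf V$, and it has the finite intersection property because the $\mathcal U_\gamma$ increase. Let $\mathcal U=\bigcup_{\beta<\aleph_1}\mathcal U_\beta\in\mathsf V[r]$. By Lemma~\ref{lem:random}(c) it decides every subset of $\mathbb N$ in $\mathsf V[r]$, so it is a nonprincipal ultrafilter there.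

We verify (H2) in contrapositive form. Let $(\nu_n)\in\mathsf V[r]$ be finitely supported probability measures on $W$ with $\lim_{\mathcal U}\nu_n(\{0\})<1$. All supports lie in some $W_\beta$, which is countable in $\mathsf V$, so $(\nu_n)$ is coded by a real; increasing $\beta$, we may assume $(\nu_n)\in\mathsf V[r_\beta]$. Limits along $\mathcal U$ of sequences in $\mathsf V[r_\gamma]$ are the limits along $\mathcal U_\gamma$. So Lemma~\ref{lem:step} gives $m$ with $\lim_{\mathcal U}\nu_n\{x:\omega(w,x)=1\}>0$ for $w=d_{(\beta,m),0}$.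

With Lemmas~\ref{lem:random}(e), \ref{lem:H1} and~\ref{lem:shift}, this proves the first assertion. Now let $W\cong H\oplus W$, that is, $W=H_0\oplus H_0^\perp$ with $H_0\cong H$ and $H_0^\perp\cong W$. By Lemma~\ref{lem:LW}(b) and (c), $M=L(H_0)\,\bar\otimes\,L(H_0^\perp)\cong M_2(\mathbb C)\otimes M$, so $2\in\mathcal F(M)$. By \eqref{eq:incl} and Theorem~\ref{thm:A}, $\{2^k:k\in\mathbb Z\}\subseteq\mathcal F(M)\subseteq\mathcal F(M^{\mathcal U})\subseteq\{2^k:k\in\mathbb Z\}$.
\end{proof}

\section{The Continuum Hypothesis}\label{sec:CH}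

The two remarks below are not used in the proofs above.

\begin{remark}\label{rem:CH}
ZFC, if consistent, does not refute $(\ast)$ either, because $(\ast)$ holds under CH. View tracial von Neumann algebras as metric structures. Let $M$ be as in $(\ast)$. By the downward L\"owenheim--Skolem theorem there is an increasing sequence of separable elementary submodels of $M$, each containing finite-dimensional subalgebras that approximate, within every $\varepsilon>0$, the finite subsets of a countable dense subset of the previous one. The closure of the union is a separable elementary submodel and a hyperfinite $\mathrm{II}_1$ factor, hence isomorphic to $R$. So $M^{\mathcal U}$ and $R^{\mathcal U}$ are elementarily equivalent. Under CH both are countably saturated of density character $\aleph_1$, hence isomorphic (Farah--Hart--Sherman), and $\mathcal F(M^{\mathcal U})=\mathcal F(R^{\mathcal U})=(0,\infty)$.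
\end{remark}

\begin{remark}\label{rem:H0}
Hypothesis (H0) cannot be dropped from Theorem~\ref{thm:A}. In Section~\ref{sec:forcing} the assumption $\mathfrak b>\aleph_1$ on $\mathsf V$ was used only in Lemma~\ref{lem:random}(e). Run the construction over a model $\mathsf V$ of CH instead. Then (H1) and (H2) hold in $\mathsf V[r]$. So does CH: in $\mathsf V$ we have $|\mathbb B(I)|=\aleph_1^{\aleph_0}=\aleph_1$, and a subset of $\mathbb N$ in $\mathsf V[r]$ is determined by a sequence in $\mathbb B(I)$, of which there are $\aleph_1$. By Remark~\ref{rem:CH}, $\mathcal F(L(W)^{\mathcal U})=(0,\infty)$ in this model.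
\end{remark}

\begin{thebibliography}{9}

\bibitem{FH}
Ilijas Farah and Ilan Hirshberg, \emph{A rigid hyperfinite type $\mathrm{II}_1$ factor}, arXiv:1912.12727 (2019).

\bibitem{Ka}
M.~Kassabov, \emph{Symmetric groups and expander graphs}, Invent. Math. \textbf{170} (2007), 327--354.

\end{thebibliography}
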